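\title{Artin functions in two variables:\\ binomial ideals and isolated singularities}

\begin{abstract}
Let $\Bbbk$ be an algebraically closed field of characteristic zero and let $A=\Bbbk[[x_1,x_2]]$. The Artin function of an ideal $I\subset A[y_1,\dots,y_m]$ records how small the error of an approximate solution of $I$ must be in order to guarantee an exact solution that agrees with it to order $c$. For ideals generated by binomials with constant coefficients, and for ideals defining an isolated singularity, a doubly exponential upper bound is known, and Rond asked whether it is sharp. We show that it is not. The Artin function is at most quadratic in the binomial case, and the exponent $2$ is optimal. It is at most $c+K$ for isolated singularities, and at most $\exp(Kc\log(c+1))$ when the singular locus has finitely many points over the closed point of $\operatorname{Spec}A$. The last bound follows from an estimate, valid for every ideal, of the Artin function in terms of the Artin function of the singular locus. The proofs solve the equations on disks and annuli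 of Puiseux series, where order implies divisibility, and glue the local solutions.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The Artin function}
Throughout, $\Bbbk$ is an algebraically closed field of characteristic zero, $A=\Bbbk[[x_1,x_2]]$, $\mathfrak m=(x_1,x_2)$ is its maximal ideal, $y=(y_1,\dots,y_m)$ are indeterminates and $B=A[y]$. The $\mathfrak m$-adic order $\operatorname{ord}$ is a valuation on $A$; the order of an ideal is the least order of its elements. For an ideal $\mathfrak b\subset B$, an $A$-algebra $C$ and $\hat y\in C^m$, let $\mathfrak b(\hat y)$ be the set of values $g(\hat y)$, $g\in\mathfrak b$, and $\mathfrak b(\hat y)C$ the ideal that it generates. For $C=A$ the set $\mathfrak b(\hat y)$ is already an ideal, because evaluation $B\to A$ is surjective.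

\begin{definition}\label{def:artin}
Let $I\subset B$ be an ideal. For an integer $c\ge1$, let $\beta_I(c)$ be the smallest $N\in\mathbb N$ with the following property: for every $\hat y\in A^m$ with $I(\hat y)\subset\mathfrak m^N$ there is $\tilde y\in A^m$ with $I(\tilde y)=0$ and $\tilde y\equiv\hat y\pmod{\mathfrak m^c}$. The function $\beta_I$ is the \emph{Artin function} of $I$.
\end{definition}

If $I=(f_1,\dots,f_r)$, then $I(\hat y)\subset\mathfrak m^N$ means that $f_i(\hat y)\in\mathfrak m^N$ for all $i$. An integer $N$ with the stated property exists by strong Artin approximation over complete local rings \cite{PP}. If $N$ has the property, so does $N+1$; hence $\beta_I(c)\le N$ if and only if $N$ has the property.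

The simplest equations have linear Artin functions. For $y_1-a$ with $a\in A$ we have $\beta(c)=c$. For $y_1^n$ we have $\beta(c)=n(c-1)+1$: an error of this order forces $\operatorname{ord}\hat y_1\ge c$, while $\hat y_1=x_1^{c-1}$ has error of order $n(c-1)$ and is not congruent to the only solution $0$. For $y_1y_2$ we have $\beta(c)=2c-1$: an error of this order forces one coordinate to have order at least $c$, and we replace it by $0$; the point $(x_1^{c-1},x_1^{c-1})$ shows that $2c-2$ is not enough.

In general one turns to Newton's method. For one equation $f$ and $h=\frac{\partial f}{\partial y_j}(\hat y)\neq0$, Newton's iteration produces a solution congruent to $\hat y$ modulo $\mathfrak m^c$ as soon as $f(\hat y)\in h^2\mathfrak m^c$ (Lemma~\ref{lem:newton}). Over a power series ring in one variable this condition is the linear inequality $\operatorname{ord}f(\hat y)\ge2\operatorname{ord}h+c$. In two variables a series of large order need not be divisible by $h^2$, and this is a real obstruction: the Artin function of $y_1^2-y_2^2y_3$ grows quadratically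 (Theorem~\ref{thm:binomial} and Remark~\ref{rem:umbrella}). All the work in this paper goes into converting order into divisibility at a controlled cost.

\subsection{The question and the results}
Let $X=\operatorname{Spec}B/I$. By a result of Rond, if $I$ is generated by binomials of $\Bbbk[y]$, or if $X$ has an isolated singularity, then $\beta_I(c)\le a^{a^c}$ for some constant $a>1$; moreover the bound is linear for approximate solutions that are not too close to the singular locus. Examples with a quadratic lower bound are known, $y_1^2-y_2^2y_3$ being one, and no example with faster than quadratic growth is known. The following question is posed in \cite{Rond}.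

\medskip
\noindent\textbf{Question.} \emph{Is the doubly exponential bound sharp? That is, is there an ideal $I\subset B$, generated by binomials of $\Bbbk[y]$ or such that $X$ has an isolated singularity, and a constant $b>1$ with $\beta_I(c)\ge b^{b^c}$ for all large $c$?}
\medskip

The distance between the quadratic examples and the upper bound suggests a negative answer, and this is what we prove. A \emph{binomial} is a polynomial $\lambda y^\alpha-\mu y^{\alpha'}$ with $\lambda,\mu\in\Bbbk$; monomials are allowed. The \emph{singular locus} $\operatorname{Sing}X$ is the set of primes $\mathfrak p\supset I$ such that $(B/I)_{\mathfrak p}$ is not a regular local ring. A point of $X$ \emph{lies over $\mathfrak m$} if it contains $\mathfrak mB$.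

\begin{theorem}[Binomial ideals]\label{thm:binomial}
If $I$ is generated by binomials of $\Bbbk[y]$ whose monomials have degree at most $\Delta$, where $\Delta\ge1$, then $\beta_I(c)\le\Delta^{m+1}c^2+c$. The exponent $2$ is optimal: for $I=(y_1^2-y_2^2y_3)$ we have $\beta_I(c)>\frac{c^2+c-4}{2}$ for all $c\ge4$.
\end{theorem}

\begin{theorem}[Isolated singularities]\label{thm:isolated}
If every singular point of $X$ lying over $\mathfrak m$ is isolated in $\operatorname{Sing}X$, then $\beta_I(c)\le c+K$ with $K$ depending only on $I$.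
\end{theorem}

The words ``isolated singularity'' admit wider readings. For the cusp $y_1^2-y_2^3$ the curve $V(I)\subset\mathbb A^2_\Bbbk$ has an isolated singular point, but $\operatorname{Sing}X=\{y=0\}\cong\operatorname{Spec}A$ has dimension two, and Theorem~\ref{thm:isolated} does not apply. Such cases are reached through a bound that holds for all ideals.

\begin{theorem}[Reduction to the singular locus]\label{thm:general}
Let $I\subset B$ be any ideal and $\mathfrak s\subset B$ the radical ideal of $\operatorname{Sing}X$. There is an integer $\kappa=\kappa(I)\ge1$ such that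
\[
\beta_I(c)\le4\Lambda(6\Lambda+4)^{2\Lambda+1}(c+1)+2,\qquad\Lambda=2\kappa\,\beta_{\mathfrak s}(c)+1 .
\]
\end{theorem}

\begin{corollary}\label{cor:finite}
If $\operatorname{Sing}X$ has only finitely many points over $\mathfrak m$, then $\beta_I(c)\le\exp(Kc\log(c+1))$ for a constant $K$.
\end{corollary}

The hypothesis of Corollary~\ref{cor:finite} holds when $X$ has isolated singularities; when $I$ is generated by an ideal of $\Bbbk[y]$ whose zero scheme in $\mathbb A^m_\Bbbk$ has isolated singularities; and when the non-smooth locus of $X\to\operatorname{Spec}A$ is quasi-finite over $A$ (Proposition~\ref{prop:readings}). We do not claim that the bound of Corollary~\ref{cor:finite} is optimal. Together these results answer the question.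

\begin{theorem}\label{thm:answer}
Suppose that $I$ is generated by binomials of $\Bbbk[y]$, or that $X$ has an isolated singularity, in the sense of Theorem~\ref{thm:isolated} or in the wider sense of Corollary~\ref{cor:finite}. Then for every $b>1$ we have $\beta_I(c)<b^{b^c}$ for all large $c$. The doubly exponential bound is not sharp.
\end{theorem}

Iterating Theorem~\ref{thm:general} also bounds the Artin function of an arbitrary ideal by an iterated exponential whose height depends only on $m$ (Remark~\ref{rem:tower}).

\subsection{Method}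
After a linear change of $x_1,x_2$, a series in $A$ is a unit times a polynomial in $x_2$ whose roots are Puiseux series in $x_1$. These roots live in an ultrametric space (Section~\ref{sec:balls}); this is where two variables are needed. For binomials, the equations become relations between numbers of roots in balls, and one solves them by merging nearby roots (Section~\ref{sec:binomial}). For general equations, the substitution $x_2=r+x_1^R\sigma$ restricts to a disk on which $\mathfrak m^N$ becomes divisible by $x_1^N$. Solutions on the finitely many disks that contain the zeros of one Jacobian element can be glued to a solution in $A$ (Section~\ref{sec:gluing}). For isolated singularities, Newton's method applies on each disk (Section~\ref{sec:isolated}). In general it applies only on an annulus inside the disk, found by a counting argument (Section~\ref{sec:slopes}), and resolution of singularities extends the solution from the annulus to the disk (Section~\ref{sec:general}).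

\subsection{Conventions}\label{ss:conv}
A linear change of $x_1,x_2$ over $\Bbbk$ is an automorphism $\phi$ of $A$ that preserves all $\mathfrak m^N$. Extend it to $B$ by fixing $y$; then $\phi(f(\hat y))=\phi(f)(\phi(\hat y))$. So we may replace $(I,\hat y)$ by $(\phi(I),\phi(\hat y))$ at any time.

We use three facts about excellent rings. Complete noetherian local rings, algebras of finite type over them, and their localizations are excellent; this applies to all quotients of $B$. The singular locus of an excellent ring is closed. The completion of a reduced excellent local ring is reduced. The ring $B$ is regular of dimension $m+2$. By the Nullstellensatz, the maximal ideals of $B$ containing $\mathfrak m$ are the ideals $\mathfrak n_q=(x_1,x_2,y-q)$, $q\in\Bbbk^m$. For $g\in B$ and $\hat y\in A^m$ with constant term $q=\hat y(0)$, the value $g(\hat y)$ is a unit if and only if $g\notin\mathfrak n_q$.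

\section{Puiseux series, balls and valuations}\label{sec:balls}

\subsection{Weierstrass preparation and division}\label{ss:weier}
Let $\mathcal O$ be a complete discrete valuation ring with residue field $\Bbbk$. A monic $W\in\mathcal O[\sigma]$ of degree $n$ is \emph{distinguished} if it reduces to $\sigma^n$ in $\Bbbk[\sigma]$. \emph{Preparation:} if the image of $H\in\mathcal O[[\sigma]]$ in $\Bbbk[[\sigma]]$ is nonzero of order $n$, then $H=uW$ with $u$ a unit and $W$ distinguished of degree $n$, and $u$, $W$ are unique. \emph{Division:} every $H\in\mathcal O[[\sigma]]$ is uniquely $H=qW+\varrho$ with $q\in\mathcal O[[\sigma]]$, $\varrho\in\mathcal O[\sigma]$, $\deg\varrho<n$. Uniqueness has two consequences.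
\begin{itemize}
\item[(W1)] An element of $\mathcal O$ that divides $H$ divides $q$ and $\varrho$.
\item[(W2)] If $H\in\mathcal O[\sigma]$, the division is the Euclidean one; so $W\mid H$ in $\mathcal O[[\sigma]]$ implies $W\mid H$ in $\mathcal O[\sigma]$.
\end{itemize}
For $\mathcal O=\Bbbk[[x_1]]$ and $\sigma=x_2$ we speak of \emph{Weierstrass polynomials}. A series $g\in A$ is \emph{$x_2$-regular of order $D$} if $g(0,x_2)$ has order $D$. Given finitely many nonzero $g\in A$, choose $\lambda\in\Bbbk$ such that no initial form vanishes at $(\lambda,1)$; after $x_1\mapsto x_1+\lambda x_2$ each $g$ is $x_2$-regular of order $\operatorname{ord}g$, and its Weierstrass polynomial $P$ satisfies $\deg P=\operatorname{ord}P=\operatorname{ord}g$.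

\subsection{Puiseux series and balls}
Let $\mathcal O_e=\Bbbk[[x_1^{1/e}]]$, $\mathbb O=\bigcup_e\mathcal O_e$ and $\mathbb K=\bigcup_e\Bbbk((x_1^{1/e}))$, with the $x_1$-adic valuation, again written $\operatorname{ord}$. Since $\Bbbk$ is algebraically closed of characteristic zero, $\mathbb K$ is an algebraic closure of $\Bbbk((x_1))$. The group $G=\operatorname{Gal}(\mathbb K/\Bbbk((x_1)))\cong\widehat{\mathbb Z}$ multiplies each $x_1^{1/e}$ by an $e$-th root of unity. It is abelian, preserves $\operatorname{ord}$, has finite orbits, and its closed subgroup of index $e$ has fixed field $\Bbbk((x_1^{1/e}))$. It acts coefficientwise on polynomials and power series over $\mathcal O_e$.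

Let $\mathbb D=\{a\in\mathbb K:\operatorname{ord}a\ge1\}$. A point $a\in\mathbb D$ is a parametrized branch $x_2=a(x_1)$ not tangent to the $x_2$-axis. For $a\in\mathbb D$ and rational $\rho\ge1$ define the closed and the open ball
\[
\mathcal B(a,\rho)=\{b\in\mathbb D:\operatorname{ord}(b-a)\ge\rho\},\qquad U(a,\rho)=\{b\in\mathbb D:\operatorname{ord}(b-a)>\rho\}.
\]
We call $\rho$ the \emph{radius}; a larger radius means a smaller ball, and $\mathcal B(a,1)=\mathbb D$. ``Ball'' without an adjective means closed ball. Every point of a ball is a center, two balls of the same kind and radius are equal or disjoint, and $G$ permutes them. The arithmetic mean of finitely many points of a closed or open ball lies in that ball; forming it uses characteristic zero. The ball $\mathcal B(a,\rho)$ is the disjoint union of the open balls $U(a+sx_1^\rho,\rho)$, $s\in\Bbbk$, called its \emph{directions}.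

\subsection{The valuation of a ball}
Let $0\ne g\in\mathcal O_e[[x_2]]$, $a\in\mathbb D$, $\rho\ge1$ rational, and enlarge $e$ so that $a,x_1^\rho\in\mathcal O_e$. As $\operatorname{ord}a>0$, we have $\mathcal O_e[[x_2]]=\mathcal O_e[[x_2-a]]$. Write $g=\sum_k\varphi_k(x_2-a)^k$ with $\varphi_k\in\mathcal O_e$ and put
\begin{equation}\label{eq:v}
v_{a,\rho}(g)=\min_k(\operatorname{ord}\varphi_k+k\rho),\qquad\bar g(\sigma)=\sum_{k\ \mathrm{attaining}}\operatorname{lc}(\varphi_k)\,\sigma^k,
\end{equation}
where $\operatorname{lc}$ is the coefficient of the lowest power of $x_1$. Since $\operatorname{ord}\varphi_k+k\rho\ge k$, the minimum is attained at finitely many $k$, and $\bar g\in\Bbbk[\sigma]$ is a nonzero polynomial, the \emph{reduction} of $g$. The meaning of the definition is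
\begin{equation}\label{eq:red}
g(x_1,a+x_1^\rho\sigma)=\sum_k\varphi_kx_1^{k\rho}\sigma^k=x_1^{v_{a,\rho}(g)}\bigl(\bar g(\sigma)+\text{terms of positive order in }x_1\bigr):
\end{equation}
$v_{a,\rho}(g)$ is the order of $g$ along a general branch of $\mathcal B(a,\rho)$. A \emph{zero} of $g$ in $\mathbb D$ is a point $b\in\mathbb D$ with $g(x_1,b)=0$.

\begin{lemma}\label{lem:val}
\begin{itemize}
\item[(a)] $v_{a,\rho}$ is a valuation with values $\ge0$, and the reduction of a product is the product of the reductions.
\item[(b)] $v_{a,\rho}$ depends only on the ball $\mathcal B=\mathcal B(a,\rho)$. Replacing $a$ by $a+x_1^\rho s$, $s\in\mathbb O$, replaces $\bar g(\sigma)$ by $\bar g(\sigma+s(0))$. Hence $\deg\bar g$ depends only on $\mathcal B$, and for a direction $U$ of $\mathcal B$ the number $\operatorname{ord}_U\bar g$, defined as the order at $\sigma=0$ of the reduction computed with a center in $U$, depends only on $U$.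
\item[(c)] On $A$ we have $v_{\gamma a,\rho}=v_{a,\rho}$ for $\gamma\in G$, and $v_{a,\rho}\ge v_{a,1}=\operatorname{ord}$.
\item[(d)] For $\xi\in\mathbb O$, $v_{a,\rho}(x_2-\xi)=\min(\operatorname{ord}(a-\xi),\rho)$; the reduction of $x_2-\xi$ has degree $1$ if $\xi\in\mathcal B(a,\rho)$ and degree $0$ otherwise.
\item[(e)] In a direction $U$ of $\mathcal B$, the series $g$ has finitely many zeros, and it has a zero if and only if $\operatorname{ord}_U\bar g>0$. In particular $g$ has finitely many zeros in $\mathbb D$.
\item[(f)] A Weierstrass polynomial $P$ satisfies $\operatorname{ord}P=\deg P$ if and only if all its roots lie in $\mathbb D$.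
\end{itemize}
\end{lemma}

\begin{proof}
The series \eqref{eq:red} lies in the ring $\mathcal O_e\langle\sigma\rangle$ of power series in $\sigma$ whose coefficients tend to $0$, and the quotient of this ring by $x_1^{1/e}$ is the domain $\Bbbk[\sigma]$. Multiplying two expansions \eqref{eq:red} gives (a). The substitution $\sigma\mapsto\sigma+s$ is an automorphism of $\mathcal O_e\langle\sigma\rangle$ over $\mathcal O_e$ that induces the translation by $s(0)$ on $\Bbbk[\sigma]$; this gives (b). For (c), apply $\gamma$ to the expansion of $g\in A$ to get $g=\sum\gamma(\varphi_k)(x_2-\gamma a)^k$ with $\operatorname{ord}\gamma(\varphi_k)=\operatorname{ord}\varphi_k$. Formula \eqref{eq:v} is nondecreasing in $\rho$, and $v_{a,1}=v_{0,1}=\operatorname{ord}$ by (b) and by \eqref{eq:v} with $a=0$. Part (d) is \eqref{eq:v} for $x_2-\xi=(a-\xi)+(x_2-a)$.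

For (e) take $b\in U$. By preparation, $x_1^{-v_{b,\rho}(g)}g(x_1,b+x_1^\rho\sigma)=uW$ in $\mathcal O_e[[\sigma]]$ with $W$ distinguished of degree $\operatorname{ord}_U\bar g$. The points of $U$ are the $b+x_1^\rho\sigma$ with $\operatorname{ord}\sigma>0$; there $u$ does not vanish, and all roots of $W$ have positive order. For $\mathcal B=\mathbb D$, only finitely many directions have $\operatorname{ord}_U\bar g>0$. For (f), the roots $\xi_i$ of $P$ have positive order, and $\operatorname{ord}P=v_{0,1}(P)=\sum_i\min(\operatorname{ord}\xi_i,1)$ by (a), (c), (d).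
\end{proof}

\section{Binomial ideals}\label{sec:binomial}

A binomial equation $y^\alpha=\lambda y^{\alpha'}$ is multiplicative. If each $\hat y_j$ is written as a unit times a Weierstrass polynomial, the equation splits into an equality of root multisets and an equation between units, which the logarithm makes linear. An approximate solution satisfies the first condition only up to small displacements of the roots.

\begin{example}\label{ex:roots}
Let $f=y_1^2-y_2y_3$ and $\hat y=(x_2,\;x_2-x_1^n,\;x_2+x_1^n)$, $n\ge1$, so $f(\hat y)=x_1^{2n}$. If $n\ge c$, the roots $0,\pm x_1^n$ lie in the ball $\mathcal B(0,c)$, which contains two roots of $\hat y_1^2$ and two roots of $\hat y_2\hat y_3$. Moving all of them to their mean $0$ changes $\hat y$ by multiples of $x_1^c$ and gives the exact solution $(x_2,x_2,x_2)$. If $n<c$, the ball $\mathcal B(0,c)$ contains two roots of $\hat y_1^2$ and none of $\hat y_2\hat y_3$. But then the error has order $2n<2c$, the product of the degree $2$ of $\hat y_1^2$ and the radius $c$. The proof below shows that an error of order greater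 than degree times radius always forces the counts to agree.
\end{example}

To separate units from polynomials we need a division estimate. It uses $\deg Q=\operatorname{ord}Q$: for $Q=x_2^3-x_1$, the division $x_2^3=1\cdot Q+x_1$ has a remainder of order $1$.

\begin{lemma}\label{lem:div}
Let $Q$ be a Weierstrass polynomial with $\deg Q=\operatorname{ord}Q=D$, and let $E=qQ+\varrho$ be a Weierstrass division with $E\in\mathfrak m^N$. Then $\operatorname{ord}q\ge N-D$ and $\operatorname{ord}\varrho\ge N$.
\end{lemma}

\begin{proof}
Suppose $M=\min(\operatorname{ord}q+D,\operatorname{ord}\varrho)<N$. The homogeneous parts of degree $M$ give $q_{M-D}Q_D+\varrho_M=0$. Here $Q_D$ is monic of degree $D$ in $x_2$ and $\deg_{x_2}\varrho_M<D$, so $q_{M-D}=0$ and $\varrho_M=0$, against the definition of $M$.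
\end{proof}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:binomial}]
Let $N=\Delta^{m+1}c^2+c$ and let all nonzero binomial generators take values in $\mathfrak m^N$ at $\hat y$.

\emph{Step 1: coordinates of large order.} We need a bound on the degrees of the Weierstrass polynomials, so coordinates of large order should be replaced by $0$. Doing this for all coordinates of order $\ge c$ can destroy an equation, as $y_1-y_2^2$ with $\operatorname{ord}\hat y_2=c-1\ge1$ and $\operatorname{ord}\hat y_1=2c-2\ge c$ shows. A gap of ratio $\Delta$ in the orders prevents this. Among the $m+1$ disjoint intervals $[\Delta^ic,\Delta^{i+1}c)$, $0\le i\le m$, one contains none of the $m$ numbers $\operatorname{ord}\hat y_j$. Let $c^*=\Delta^ic\le\Delta^mc$ be its left end. The indices are partitioned into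
\[
J=\{j:\operatorname{ord}\hat y_j\ge\Delta c^*\},\qquad L=\{j:\operatorname{ord}\hat y_j<c^*\}.
\]
At $\hat y$, a monomial of degree $\le\Delta$ in the $L$-variables has order $\le\Delta(c^*-1)<\Delta c^*\le N$, and a monomial involving a $J$-variable has order $\ge\Delta c^*$. Therefore every monomial generator involves $J$. In a generator with two terms, both monomials involve $J$ or neither does, since otherwise the value would have order $<N$. Put $\tilde y_j=0$ for $j\in J$; this is allowed because $\Delta c^*\ge c$. All generators involving $J$ now vanish. The others have the form $y^\alpha-\lambda y^{\alpha'}$ up to a scalar, with $\lambda\in\Bbbk^*$ and only $L$-variables; we call them the \emph{remaining} generators.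

\emph{Step 2: separating units and polynomials.} After a linear change of $x$, which fixes $I$, write $\hat y_j=u_jP_j$ for $j\in L$, with $u_j$ a unit and $P_j$ a Weierstrass polynomial with $\deg P_j=\operatorname{ord}P_j\le c^*-1$. All roots lie in $\mathbb D$ by Lemma~\ref{lem:val}(f). For a remaining generator put $Q=\prod P_j^{\alpha_j}$, $Q'=\prod P_j^{\alpha'_j}$, $u=\prod u_j^{\alpha_j}$, $u'=\lambda\prod u_j^{\alpha'_j}$. Then $E=uQ-u'Q'\in\mathfrak m^N$. The orders of $Q$ and $Q'$ are $<N$, so they are equal to a common $D\le\Delta(c^*-1)$, and $Q,Q'$ are monic of degree $D$. Hence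
\[
u'^{-1}E=(u'^{-1}u-1)\,Q+(Q-Q')
\]
is a Weierstrass division by $Q$. Since $N-D\ge N-\Delta^{m+1}c\ge c$, Lemma~\ref{lem:div} gives
\begin{equation}\label{eq:split}
Q-Q'\in\mathfrak m^N,\qquad u'^{-1}u-1\in\mathfrak m^c .
\end{equation}

\emph{Step 3: roots.} For a ball $\mathcal B=\mathcal B(a,c)$ let $n_j(\mathcal B)$ be the number of roots of $P_j$ in $\mathcal B$, with multiplicity. By Lemma~\ref{lem:val}(a), (c), (d),
\[
v_{a,c}(Q)\le Dc<\Delta^{m+1}c^2<N\le v_{a,c}(Q-Q')
\]
(or $Q=Q'$), so $Q$ and $Q'$ have the same reduction on $\mathcal B$. The degree of the reduction is the number of roots in $\mathcal B$. Hence $\sum_j\alpha_jn_j(\mathcal B)=\sum_j\alpha'_jn_j(\mathcal B)$ for every ball of radius $c$ and every remaining generator. For each $\mathcal B$ that contains a root, let $r_{\mathcal B}\in\mathcal B$ be the mean of all roots in $\mathcal B$ of all $P_j$, $j\in L$, with multiplicity. We take the mean because it is canonical: $G$ permutes the roots of each $P_j$, so $n_j(\gamma\mathcal B)=n_j(\mathcal B)$ and $r_{\gamma\mathcal B}=\gamma r_{\mathcal B}$.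 Thus
\[
\tilde P_j=\prod_{\mathcal B}(x_2-r_{\mathcal B})^{n_j(\mathcal B)}
\]
is $G$-invariant with coefficients in $\mathbb O$, so $\tilde P_j\in\Bbbk[[x_1]][x_2]$. It arises from $P_j$ by moving each root by an element of order $\ge c$, so the coefficients of $\tilde P_j-P_j$ have order $\ge c$ and $\tilde P_j-P_j\in x_1^cA$. The equality of counts says $\prod\tilde P_j^{\alpha_j}=\prod\tilde P_j^{\alpha'_j}$.

\emph{Step 4: units.} Write $u_j=\varepsilon_j\exp(\ell_j)$ with $\varepsilon_j\in\Bbbk^*$ and $\ell_j=\log(u_j/\varepsilon_j)\in\mathfrak m$. By \eqref{eq:split}, $\prod u_j^{\alpha_j-\alpha'_j}\equiv\lambda\pmod{\mathfrak m^c}$. The constant terms give $\prod\varepsilon_j^{\alpha_j-\alpha'_j}=\lambda$; this uses $\lambda\in\Bbbk$. Then $\exp(\sum_j(\alpha_j-\alpha'_j)\ell_j)\in1+\mathfrak m^c$, so $\sum_j(\alpha_j-\alpha'_j)\ell_j\in\mathfrak m^c$. Let $\tilde\ell_j$ be the part of $\ell_j$ of degree $<c$. Then $\sum_j(\alpha_j-\alpha'_j)\tilde\ell_j=0$, and $\tilde u_j=\varepsilon_j\exp(\tilde\ell_j)\equiv u_j\pmod{\mathfrak m^c}$ satisfies $\prod\tilde u_j^{\alpha_j}=\lambda\prod\tilde u_j^{\alpha'_j}$.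

The elements $\tilde P_j$ and $\tilde u_j$ do not depend on the generator. With $\tilde y_j=\tilde u_j\tilde P_j$ for $j\in L$, all generators vanish and $\tilde y\equiv\hat y\pmod{\mathfrak m^c}$.
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:binomial}]
A solution of $y_1^2=y_2^2y_3$ with $y_2\ne0$ has a square as third coordinate. We take a non-square $\hat y_3$ whose square root is a series with denominators $x_1^{2k}$, and let $\hat y_2$ clear many of them. Let $c\ge4$, let $n\in\{c-2,c-1\}$ be odd, so $n\ge3$, let $k_0=\lfloor c/2\rfloor$, and put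
\[
\hat y_1=\sum_{k\le k_0}\binom{1/2}{k}x_1^{c-2k}x_2^{nk},\qquad\hat y_2=x_1^{c-1},\qquad\hat y_3=x_1^2+x_2^n .
\]
With $s=x_2^n/x_1^2$,
\[
\hat y_1^2-\hat y_2^2\hat y_3=x_1^{2c}\Bigl(\Bigl(\sum_{k\le k_0}\tbinom{1/2}{k}s^k\Bigr)^2-1-s\Bigr).
\]
The bracket is a polynomial in $s$ of degree $\le2k_0$ divisible by $s^{k_0+1}$. So the error is a combination of monomials $x_1^{2c-2k}x_2^{nk}$, $k_0<k\le2k_0$, of order $2c+(n-2)k$, and its order is at least
\[
2c+(n-2)(k_0+1)\ge2c+\frac{(c-4)(c+1)}2=\frac{c^2+c-4}2 .
\]
Suppose $\tilde y$ is a solution with $\tilde y\equiv\hat y\pmod{\mathfrak m^c}$. Then $\operatorname{ord}\tilde y_2=c-1$, so $\tilde y_2\ne0$ and $\tilde y_3=(\tilde y_1/\tilde y_2)^2$. As $A$ is normal, $\tilde y_1/\tilde y_2\in A$, so $\tilde y_3(0,x_2)$ is a square in $\Bbbk[[x_2]]$. But $\tilde y_3(0,x_2)\equiv x_2^n\pmod{x_2^c}$ has odd order $n<c$.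
\end{proof}

\begin{remark}\label{rem:umbrella}
The example illustrates three points. First, exchange the roles of $x_1$ and $x_2$. The ball of radius $c$ around the root $\sqrt{-1}\,x_2^{n/2}$ of $\hat y_3$ contains one root of $\hat y_2^2\hat y_3$ and an even number of roots of $\hat y_1^2$. So the root count of Step~3 fails with an error of order about $c^2/2$, while Step~3 excludes this only beyond $Dc=2c^2$; the product of degree and radius is the source of the quadratic growth. Second, $h=\frac{\partial f}{\partial y_3}(\hat y)=-x_1^{2c-2}$ satisfies $2\operatorname{ord}h+c=5c-4\le\frac{c^2+c-4}2$ for $c\ge9$, so an inequality between orders cannot replace the divisibility hypothesis in Newton's method. Third, $X$ is singular along $y_1=y_2=0$, where $f$ vanishes to order two. These singular points are not isolated, and the conclusion of Theorem~\ref{thm:isolated} fails.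
\end{remark}

\section{Jacobian ideals and Newton's method}\label{sec:newton}

Fix generators $f_1,\dots,f_r$ of an arbitrary ideal $I\subset B$. For a subset $F\subset\{f_1,\dots,f_r\}$ let $\Delta_F^{\mathrm{abs}}$ and $\Delta_F^{\mathrm{rel}}$ be the ideals of $B$ generated by the $|F|\times|F|$ minors of the Jacobian matrices $\partial F/\partial(x,y)$ and $\partial F/\partial y$; for $F=\emptyset$ the empty minor is $1$. Let $((F):I)=\{g\in B:gI\subset(F)\}$; this ideal is not contained in a prime $\mathfrak p$ if and only if $I_{\mathfrak p}=(F)_{\mathfrak p}$. Put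
\[
\mathfrak j=\sum_F\Delta_F^{\mathrm{abs}}\cdot((F):I),\qquad\mathfrak h=\sum_F\Delta_F^{\mathrm{rel}}\cdot((F):I).
\]
The \emph{standard generators} of $\mathfrak h$ are the finitely many products $\delta g$, with $\delta$ a minor of $\partial F/\partial y$ and $g$ in a fixed finite generating set of $((F):I)$. For a hypersurface $I=(f)$, $f\neq0$, the ideal $\mathfrak j$ is generated by all partial derivatives of $f$, and $\mathfrak h$ by those in the $y$-directions. A linear change of $x_1,x_2$ acts on $\partial F/\partial(x,y)$ by invertible column operations, so it carries $\mathfrak j$ and $\mathfrak h$ to the ideals attached to the transformed generators.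

Both ideals are needed. The hypotheses of our theorems concern $\operatorname{Sing}X$, which is detected by $\mathfrak j$ (Lemma~\ref{lem:jac}). Newton's method moves only $y$ and needs $\mathfrak h$ (Lemma~\ref{lem:newton}). Along an approximate solution the two nearly agree (Lemma~\ref{lem:chain}).

We use the following fact: if $S$ is a regular local ring with maximal ideal $\mathfrak n$, then $S/J$ is regular if and only if $J$ is generated by elements whose classes in $\mathfrak n/\mathfrak n^2$ are linearly independent.

\begin{lemma}\label{lem:jac}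
Let $\mathfrak p\supset I$ be a prime of $B$.
\begin{itemize}
\item[(1)] If $\mathfrak p\not\supset\mathfrak j$, then $(B/I)_{\mathfrak p}$ is regular.
\item[(2)] If $\mathfrak p\subset\mathfrak n_q$ for some $q\in\Bbbk^m$ and $(B/I)_{\mathfrak p}$ is regular, then $\mathfrak p\not\supset\mathfrak j$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $\Bbbk(\mathfrak p)$ be the residue field. Since a derivation maps $\mathfrak p^2B_{\mathfrak p}$ into $\mathfrak pB_{\mathfrak p}$, and $\partial(af)\equiv a\,\partial f$ modulo $\mathfrak pB_{\mathfrak p}$ for $f\in\mathfrak pB_{\mathfrak p}$, the partial derivatives define a $\Bbbk(\mathfrak p)$-linear map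
\[
d_{\mathfrak p}:\ \mathfrak pB_{\mathfrak p}/\mathfrak p^2B_{\mathfrak p}\to\Bbbk(\mathfrak p)^{m+2}.
\]

(1) There is $F$ with a minor $\delta\notin\mathfrak p$ and $((F):I)\not\subset\mathfrak p$. So $I_{\mathfrak p}=(F)_{\mathfrak p}$, and the images under $d_{\mathfrak p}$ of the elements of $F$ are linearly independent. Hence their classes are independent.

(2) The point is to show that $d_{\mathfrak p}$ is injective. We do this first for a prime $P$ of a power series ring $S=\Bbbk[[X_1,\dots,X_n]]$; injectivity of $d_P$ is unaffected by linear changes of variables. After such a change, $S/P$ is a finite extension of $S_0=\Bbbk[[X_1,\dots,X_s]]$, $s=\dim S/P$. For $j>s$ let $G_j$ be the minimal polynomial of the class of $X_j$ over the fraction field of $S_0$. Its coefficients lie in $S_0$ because $S_0$ is normal. We have $G_j(X_j)\in P$, and $G_j'(X_j)\notin P$ because $G_j'$ is nonzero of smaller degree in characteristic zero. The Jacobian matrix of $(G_j(X_j))_{j>s}$ with respect to $X_{s+1},\dots,X_n$ is diagonal with determinant outside $P$. So $d_P$ has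 rank at least $n-s=\operatorname{ht}P=\dim PS_P/P^2S_P$, and $d_P$ is injective.

Now let $S=\Bbbk[[x,y-q]]$ be the completion of $B_{\mathfrak n_q}$, and $P$ a minimal prime of $\mathfrak pS$. As $S$ is flat over $B$, going-down gives $P\cap B=\mathfrak p$. The ring $S/\mathfrak pS$ is the completion of the excellent local domain $(B/\mathfrak p)_{\mathfrak n_q}$, so it is reduced; its localization at the minimal prime $P$ is a field, that is, $\mathfrak pS_P=PS_P$. Flatness of $B_{\mathfrak p}\to S_P$ gives
\[
\mathfrak pB_{\mathfrak p}/\mathfrak p^2B_{\mathfrak p}\otimes_{\Bbbk(\mathfrak p)}\Bbbk(P)=\mathfrak pS_P/\mathfrak p^2S_P=PS_P/P^2S_P ,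
\]
and under this identification $d_P=d_{\mathfrak p}\otimes\Bbbk(P)$. So $d_{\mathfrak p}$ is injective.

If $(B/I)_{\mathfrak p}$ is regular, then $I_{\mathfrak p}/\mathfrak pI_{\mathfrak p}\to\mathfrak pB_{\mathfrak p}/\mathfrak p^2B_{\mathfrak p}$ is injective by the fact recalled above. Choose $F\subset\{f_i\}$ whose classes form a basis of $I_{\mathfrak p}/\mathfrak pI_{\mathfrak p}$. By Nakayama's lemma $I_{\mathfrak p}=(F)_{\mathfrak p}$, so $((F):I)\not\subset\mathfrak p$. The rows of $\partial F/\partial(x,y)$ are independent over $\Bbbk(\mathfrak p)$, so some maximal minor is not in $\mathfrak p$.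
\end{proof}

\begin{lemma}\label{lem:chain}
If $\hat y\in A^m$ and $I(\hat y)\subset\mathfrak m^N$, $N\ge1$, then $\mathfrak j(\hat y)\subset\mathfrak h(\hat y)+\mathfrak m^{N-1}$.
\end{lemma}

\begin{proof}
Differentiating $f_i(x,\hat y(x))\in\mathfrak m^N$ gives $\frac{\partial f_i}{\partial x_a}(\hat y)+\sum_j\frac{\partial f_i}{\partial y_j}(\hat y)\frac{\partial\hat y_j}{\partial x_a}\in\mathfrak m^{N-1}$. So at $\hat y$, modulo $\mathfrak m^{N-1}$, each $x$-column of $\partial F/\partial(x,y)$ is a combination of the $y$-columns. Expanding a minor multilinearly in its columns gives determinants formed from $y$-columns only; each is $0$ or, up to sign, a minor of $\partial F/\partial y$.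
\end{proof}

\begin{lemma}[Newton's lemma; cf.\ Tougeron, Elkik]\label{lem:newton}
Let $C$ be a complete noetherian local $A$-algebra with maximal ideal $\mathfrak m_C$, let $\hat y\in C^m$, let $h\in\mathfrak h(\hat y)C$ be a nonzerodivisor, and let $\mathfrak c\subset\mathfrak m_C$ be an ideal with $f_i(\hat y)\in h^2\mathfrak c$ for all $i$. Then there is $\tilde y\in C^m$ with $I(\tilde y)=0$ and $\tilde y\equiv\hat y\pmod{h\mathfrak c}$.
\end{lemma}

\begin{proof}
Write $\partial_j=\partial/\partial y_j$. We first show that each standard generator $\eta=\delta g$ inverts the linearized equations up to the factor $\eta$: there are $\lambda_{js}\in B$ with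
\begin{equation}\label{eq:adj}
\sum_{j,s}\partial_jf\cdot\lambda_{js}f_s\equiv\eta f\pmod{I^2}\qquad\text{for all }f\in I .
\end{equation}
Let $\delta$ be the minor of $\partial F/\partial y$ on the set of columns $E$ and $(\nu_{js})$ the adjugate matrix, so that $\sum_{j\in E}\partial_jf_i\,\nu_{js}$ is $\delta$ for $i=s$ and $0$ otherwise ($f_i,f_s\in F$). Put $\lambda_{js}=g\nu_{js}$ for $j\in E$, $f_s\in F$, and $\lambda_{js}=0$ otherwise. For $f\in I$ write $gf=\sum_{f_i\in F}a_if_i$. Differentiating, $g\,\partial_jf\equiv\sum a_i\partial_jf_i\pmod I$. Multiplying by $\nu_{js}f_s\in I$ and summing, the left side of \eqref{eq:adj} is congruent modulo $I^2$ to $\sum_ia_i\delta f_i=\delta gf$.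

Write $h=\sum_ae_a\eta_a(\hat y)$ with $e_a\in C$ and $\eta_a$ standard generators. Evaluating \eqref{eq:adj} at $\hat y$ and taking the combination with coefficients $e_a$ gives $\lambda'_{js}\in C$ with
\[
\sum_j\partial_jf_i(\hat y)\sum_s\lambda'_{js}f_s(\hat y)=hf_i(\hat y)+q_i,\qquad q_i\in(I(\hat y)C)^2\subset h^4\mathfrak c^2 .
\]
Write $f_s(\hat y)=h^2\varepsilon_s$, $\varepsilon_s\in\mathfrak c$, and put $z_j=-h\sum_s\lambda'_{js}\varepsilon_s\in h\mathfrak c$. Canceling the nonzerodivisor $h$ gives $\sum_j\partial_jf_i(\hat y)z_j\equiv-f_i(\hat y)\pmod{h^3\mathfrak c^2}$. The terms of degree $\ge2$ in the Taylor expansion lie in $h^2\mathfrak c^2$, so $f_i(\hat y+z)\in h^2\mathfrak c^2$. Moreover $h_1=\sum e_a\eta_a(\hat y+z)\in h+h\mathfrak c$ is $h$ times a unit. So the hypotheses hold for $\hat y+z$, $h_1$, $\mathfrak c^2$. Iterating, we get $y^{(n)}$ with $f_i(y^{(n)})\in h^2\mathfrak c^{2^n}$ and $y^{(n+1)}\equiv y^{(n)}\pmod{h\mathfrak c^{2^n}}$. Since $\mathfrak c\subset\mathfrak m_C$ and $C$ is complete, the sequence converges to some $\tilde y$ with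 $f_i(\tilde y)=0$. Ideals of $C$ are closed, so $\tilde y\equiv\hat y\pmod{h\mathfrak c}$.
\end{proof}

\section{Gluing solutions on disks}\label{sec:gluing}

\subsection{The ring of a disk}\label{ss:disk}
Let $R\ge1$ be an integer and $U$ an open ball of radius $R$. Its stabilizer in $G$ contains the stabilizer of a point, so it is closed of finite index $e$, with fixed field $\Bbbk((\tau))$, $\tau=x_1^{1/e}$. A \emph{center} of $U$ is a point $r_U\in U\cap\Bbbk[[\tau]]$; the mean of the $\operatorname{Stab}(U)$-orbit of any point of $U$ is one. Put $\mathcal P_U=\Bbbk[[\tau,\sigma_U]]$, an $A$-algebra by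
\[
x_1=\tau^e,\qquad x_2=r_U+x_1^R\sigma_U .
\]
A series $g=\sum\varphi_k(x_2-r_U)^k\in A$ maps to $\sum\varphi_kx_1^{kR}\sigma_U^k$. Since $\operatorname{ord}r_U\ge1$ and $R\ge1$,
\begin{equation}\label{eq:mx}
\mathfrak m^N\mathcal P_U\subset x_1^N\mathcal P_U :
\end{equation}
on a disk, order implies divisibility by a power of $x_1$.

Centers are chosen for one $U$ in each $G$-orbit and transported by $r_{\gamma U}=\gamma r_U$; this is well defined because $\operatorname{Stab}(U)$ fixes $r_U$. All balls of an orbit have the same stabilizer, as $G$ is abelian, hence the same $\tau$. For $\mathcal O=\mathcal O_{e_0}\ni\tau$, the action of $\gamma$ on $\mathcal O$ together with $\sigma_U\mapsto\sigma_{\gamma U}$ defines an isomorphism $\gamma:\mathcal O[[\sigma_U]]\to\mathcal O[[\sigma_{\gamma U}]]$. It sends $x_2=r_U+x_1^R\sigma_U$ to $\gamma r_U+x_1^R\sigma_{\gamma U}=x_2$, so it is $A$-linear and restricts to the coefficientwise action on $\mathcal O[x_2]$. Its restriction $\mathcal P_U\to\mathcal P_{\gamma U}$ depends only on $\gamma U$, since $\operatorname{Stab}(U)$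 fixes $\tau$.

For $\xi\in\mathbb D\cap\mathcal O$ we have $x_2-\xi=(r_U-\xi)+x_1^R\sigma_U$, hence in $\mathcal O[[\sigma_U]]$
\begin{equation}\label{eq:lin}
x_2-\xi=\begin{cases}x_1^R(\sigma_U-\xi'),\quad\operatorname{ord}\xi'>0,&\xi\in U,\\ x_1^{\operatorname{ord}(r_U-\xi)}\cdot\text{unit},\quad\operatorname{ord}(r_U-\xi)\le R,&\xi\notin U.\end{cases}
\end{equation}

\subsection{From disks back to $A$}
To apply Newton's lemma in $A$ with $h=\eta(\hat y)$, $\eta\in\mathfrak h$, the error must be divisible by $h^2$, that is, vanish doubly at the finitely many zeros of $h$. An exact solution on a disk around each zero tells us how to modify $\hat y$ to achieve this.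

\begin{example}\label{ex:glue}
Let $f=x_1y_1+x_2y_2$. Then $\mathfrak j=(x,y)$ and $\mathfrak h=(x_1,x_2)$. Let $E=f(\hat y)=\sum_kE_k(x_1)x_2^k\in\mathfrak m^N$, $N\ge3$, so $\operatorname{ord}E_k\ge N-k$. Take $\eta=x_2$; in general $x_2^2\nmid E$. The only zero of $\eta$ is $0$. Let $R=1$, $U=U(0,1)$, $x_2=x_1\sigma$. In $\mathcal P_U=\Bbbk[[x_1,\sigma]]$ the error is divisible by $x_1^N$, and the \emph{other} derivative $x_1$ gives the exact solution $y_U=(\hat y_1-E/x_1,\hat y_2)$. It does not lie in $A$, but its truncation modulo $\sigma^2$ does: $(E_0+E_1x_2)/x_1\in x_1^{N-2}A$. For $y^*=(\hat y_1-(E_0+E_1x_2)/x_1,\hat y_2)$ we get $f(y^*)=\sum_{k\ge2}E_kx_2^k=x_2^2q$ with $q\in\mathfrak m^{N-2}$, and one Newton step $\tilde y=(y_1^*,\hat y_2-x_2q)$ solves $f=0$ in $A$.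
\end{example}

\begin{proposition}\label{prop:glue}
Let $\hat y\in A^m$ with $I(\hat y)\subset\mathfrak m^N$, let $\eta\in\mathfrak h$ be such that $\eta(\hat y)$ is $x_2$-regular of order $D=\operatorname{ord}\eta(\hat y)<\infty$, and let $R\ge1$ and $M$ be integers with $N\ge M\ge6DR+c+1$. Let $\mathcal U$ be the finite $G$-stable set of open balls of radius $R$ that contain a zero of $\eta(\hat y)$. Suppose that for one $U$ in each orbit of $\mathcal U$ there are a center and $y_U\in\mathcal P_U^m$ with $I(y_U)=0$ and $y_U\equiv\hat y\pmod{x_1^M\mathcal P_U}$. Then there is $\tilde y\in A^m$ with $I(\tilde y)=0$ and $\tilde y\equiv\hat y\pmod{\mathfrak m^c}$.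
\end{proposition}

\begin{proof}
Transport the centers and the $y_U$ by $G$, so that $y_{\gamma U}=\gamma(y_U)$ for all $U\in\mathcal U$, $\gamma\in G$. Write $\eta(\hat y)=\text{unit}\cdot\prod_{i=1}^D(x_2-\xi_i)$; then $\xi_i\in\mathbb D$ by Lemma~\ref{lem:val}(f). Let $n_U\ge1$ be the number of $i$ with $\xi_i\in U$, so $\sum_Un_U=D$.

\emph{Step 1: the polynomial $V$.} Modifying $\hat y$ moves the zeros of $\eta(\hat y)$. We shall make the new point agree with $y_U$ to second order at the zeros of $\eta(y_U)$, so that these are also the zeros of $\eta$ at the new point. By \eqref{eq:lin}, over a large $\mathcal O$ we have $\eta(\hat y)=x_1^{\mu_U}\theta$ with $\mu_U\le DR<M$, where the image of $\theta$ in $\Bbbk[[\sigma_U]]$ has order $n_U$. The number $\mu_U$ is the least order of a coefficient of $\eta(\hat y)\in\Bbbk[[\tau]][[\sigma_U]]$, so $x_1^{\mu_U}$ is a power of $\tau$ and $\theta\in\mathcal P_U$. Since $\eta(y_U)\equiv\eta(\hat y)\pmod{x_1^M}$ and $M>\mu_U$, the series $x_1^{-\mu_U}\eta(y_U)\in\mathcal P_U$ has the same image as $\theta$ modulo $\tau$.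 By preparation, $\eta(y_U)=x_1^{\mu_U}W_U\cdot\text{unit}$ with $W_U\in\Bbbk[[\tau]][\sigma_U]$ distinguished of degree $n_U$. Then $V_U=x_1^{Rn_U}W_U$ is a monic polynomial in $x_2$ over $\Bbbk[[\tau]]$ with roots $r_U+x_1^R\xi'$, $W_U(\xi')=0$, all in $U$. By uniqueness of preparation $W_{\gamma U}=\gamma(W_U)$ and $V_{\gamma U}=\gamma(V_U)$. So $V=\prod_UV_U$ is $G$-invariant: it is monic of degree $D$ in $\Bbbk[[x_1]][x_2]$ with all roots in $\mathbb D$, hence a Weierstrass polynomial with $\operatorname{ord}V=D$. Fix $\mathcal O=\mathcal O_{e_0}$ containing all $\tau$ and all roots of $V$, and put $\tilde{\mathcal P}_U=\mathcal O[[\sigma_U]]$.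

\emph{Step 2: local divisibility implies global divisibility.} Let $g\in A$ and $j\geq1$ with $g\in W_U^j\tilde{\mathcal P}_U$ for all $U\in\mathcal U$. We claim $V^j\mid g$ in $A$. Let $\varrho\in\Bbbk[[x_1]][x_2]$ be the remainder of $g$ on division by $V^j$. As $V^j\in W_U^j\tilde{\mathcal P}_U$, also $\varrho\in W_U^j\tilde{\mathcal P}_U$. Now $\varrho$ is a polynomial in $\sigma_U$ over $\mathcal O$, so (W2) gives $W_U^j\mid\varrho$ in $\mathcal O[\sigma_U]$ and thus $V_U^j\mid\varrho$ in $\mathbb K[x_2]$. The $V_U$ have their roots in disjoint balls, so they are pairwise coprime and $V^j\mid\varrho$. Since $\deg\varrho<jD$, we get $\varrho=0$.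

\emph{Step 3: interpolation.} We solve the congruences $\delta\equiv y_U-\hat y\pmod{W_U^2}$ by the Chinese remainder construction, keeping track of powers of $x_1$. Let $Q_U=\prod_{U'\ne U}V_{U'}^2$. It has at most $2D$ roots, all outside $U$, so by \eqref{eq:lin} it is $x_1^{\nu}\cdot\text{unit}$ in $\tilde{\mathcal P}_U$ with $\nu\le2DR$. Hence the coordinates of $(y_U-\hat y)/Q_U$ lie in $x_1^{M-2DR}\tilde{\mathcal P}_U$. Let $H_U$ be the vector of their remainders on division by $W_U^2$. By (W1), $H_U\in x_1^{M-2DR}\mathcal O[\sigma_U]^m$, of degree $<2n_U\le2D$. Substituting $\sigma_U=(x_2-r_U)/x_1^R$ costs at most $x_1^{2DR}$, so $H_U\in x_1^{M'}\mathcal O[x_2]^m$ with $M'=M-4DR\ge2DR+c+1$. Put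
\[
\delta=\sum_{U\in\mathcal U}Q_UH_U,\qquad y^*=\hat y+\delta .
\]
The isomorphism $\gamma$ carries $y_U-\hat y$, $Q_U$, $W_U$ to the same data for $\gamma U$, so $H_{\gamma U}=\gamma(H_U)$ by uniqueness of division. Thus $\delta$ is $G$-invariant and $\delta\in x_1^{M'}\Bbbk[[x_1]][x_2]^m\subset A^m$. Fix $U$. For $U'\ne U$ the polynomial $Q_{U'}$ is divisible by $V_U^2$, so $Q_{U'}H_{U'}\equiv0\pmod{W_U^2\tilde{\mathcal P}_U}$; and $Q_UH_U\equiv y_U-\hat y\pmod{W_U^2\tilde{\mathcal P}_U}$ by construction. Hence $y^*\equiv y_U\pmod{W_U^2\tilde{\mathcal P}_U}$, which gives $f_i(y^*)\in W_U^2\tilde{\mathcal P}_U$ and $\eta(y^*)\in W_U\tilde{\mathcal P}_U$.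

\emph{Step 4: Newton's lemma in $A$.} By Step~2, $f_i(y^*)=V^2q_i$ and $\eta(y^*)=Vq$ with $q_i,q\in A$. As $y^*\equiv\hat y\pmod{x_1}$, the series $\eta(y^*)(0,x_2)=x_2^Dq(0,x_2)$ has order $D$, so $q$ is a unit. Since $f_i(y^*)\in\mathfrak m^N+x_1^{M'}A\subset\mathfrak m^{M'}$ and $\operatorname{ord}V^2=2D$, we have $q_i\in\mathfrak m^{M'-2D}$, and $M'-2D\ge c+1$. Lemma~\ref{lem:newton} with $C=A$, $h=\eta(y^*)$, $\mathfrak c=\mathfrak m^{M'-2D}$ gives $\tilde y$ with $I(\tilde y)=0$ and $\tilde y\equiv y^*\equiv\hat y\pmod{\mathfrak m^c}$. (If $D=0$, then $\mathcal U=\emptyset$, $V=1$, $\delta=0$, and only this step remains.)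
\end{proof}

\section{Isolated singularities}\label{sec:isolated}

An isolated singularity forces $\mathfrak h(\hat y)$ to contain a fixed power $\mathfrak m^k$. On a disk, $x_1^k$ is then an admissible $h$, and \eqref{eq:mx} supplies the divisibility, as in Example~\ref{ex:glue}.

\begin{lemma}\label{lem:iso}
Under the hypothesis of Theorem~\ref{thm:isolated}, the singular points of $X$ over $\mathfrak m$ are finitely many maximal ideals $\mathfrak n_q$, and there is $k\ge0$ such that $\mathfrak m^k\subset\mathfrak h(\hat y)$ whenever $\hat y\in A^m$ and $I(\hat y)\subset\mathfrak m^N$ with $N>k+1$.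
\end{lemma}

\begin{proof}
The set $\operatorname{Sing}X\cap V(\mathfrak mB)$ is closed in $\operatorname{Spec}B$, hence quasi-compact, and discrete by hypothesis. So it is finite and its points are closed. Let $\mathfrak n_q$ be one of them. A prime $\mathfrak p$ with $\mathfrak j+I\subset\mathfrak p\subset\mathfrak n_q$ is singular by Lemma~\ref{lem:jac}(2). Every neighborhood of $\mathfrak n_q$ contains $\mathfrak p$, and $\mathfrak n_q$ is isolated in $\operatorname{Sing}X$, so $\mathfrak p=\mathfrak n_q$. Hence $(\mathfrak j+I)B_{\mathfrak n_q}$ contains a power of the maximal ideal, and $s_q\mathfrak m^k\subset\mathfrak j+I$ for some $k$ and some $s_q\notin\mathfrak n_q$. Take one $k\ge0$ for all these $q$.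

Let $\hat y$ be as stated and $q=\hat y(0)$; then $I\subset\mathfrak n_q$. If $\mathfrak n_q$ is singular, $s_q(\hat y)$ is a unit and $\mathfrak m^k\subset\mathfrak j(\hat y)+\mathfrak m^N$. If it is regular, $\mathfrak j\not\subset\mathfrak n_q$ by Lemma~\ref{lem:jac}(2) and $\mathfrak j(\hat y)=A$. In both cases Lemma~\ref{lem:chain} gives $\mathfrak m^k\subset\mathfrak h(\hat y)+\mathfrak m^{N-1}\subset\mathfrak h(\hat y)+\mathfrak m\cdot\mathfrak m^k$. Nakayama's lemma applied to $(\mathfrak m^k+\mathfrak h(\hat y))/\mathfrak h(\hat y)$ finishes the proof.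
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:isolated}]
Let $N=c+7k+2$ and $I(\hat y)\subset\mathfrak m^N$. By Lemma~\ref{lem:iso}, $\mathfrak m^k\subset\mathfrak h(\hat y)$, so some $\eta\in\mathfrak h$ has $D=\operatorname{ord}\eta(\hat y)\le k$. Change $x$ linearly so that $\eta(\hat y)$ is $x_2$-regular of order $D$; the inclusion $\mathfrak m^k\subset\mathfrak h(\hat y)$ persists. Take $R=1$, $U\in\mathcal U$ and any center. Then $x_1^k\in\mathfrak h(\hat y)\mathcal P_U$ and $f_i(\hat y)\in x_1^N\mathcal P_U$ by \eqref{eq:mx}. Lemma~\ref{lem:newton} with $h=x_1^k$, $\mathfrak c=x_1^{N-2k}\mathcal P_U$ gives $y_U$ with $I(y_U)=0$ and $y_U\equiv\hat y\pmod{x_1^{N-k}}$. Proposition~\ref{prop:glue} applies with $M=N-k=6k+c+2\ge6D+c+1$. So $\beta_I(c)\le c+7k+2$.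
\end{proof}

\section{Slopes of an ideal along balls}\label{sec:slopes}

Without isolatedness, $\mathfrak j(\hat y)$ may vanish at points of a disk, and then no power of $x_1$ lies in $\mathfrak h(\hat y)\mathcal P_U$. On an annulus $R<\operatorname{ord}(x_2-r)<R'$ along which the valuation of an ideal is linear in the radius, the ideal is generated by a monomial $x_1^w\sigma^n$, which divides a power of $x_1$ there (Lemma~\ref{lem:monomial}). Proposition~\ref{prop:glue} needs one radius $R$ for all disks. This section shows that all but boundedly many intervals $(R,R')$ work for all disks at once.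

Let $0\ne\mathfrak g\subset A$ be an ideal with nonzero generators $g_1,\dots,g_s$, and $w_1=\operatorname{ord}\mathfrak g$. Put
\[
w_{\mathfrak g}(a,\rho)=\min_iv_{a,\rho}(g_i)=\min_{0\ne g\in\mathfrak g}v_{a,\rho}(g).
\]
By Lemma~\ref{lem:val}, the two minima agree, $w_{\mathfrak g\mathfrak g'}=w_{\mathfrak g}+w_{\mathfrak g'}$, $w_{\mathfrak g}(\gamma a,\rho)=w_{\mathfrak g}(a,\rho)$, and $w_{\mathfrak g}(a,1)=w_1$. Formula \eqref{eq:v} makes sense for real $\rho\ge1$, and we regard $w_{\mathfrak g}(a,\cdot)$ as a function on $[1,\infty)$; radii of balls remain rational.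

\begin{lemma}\label{lem:shape}
For fixed $a$ the functions $v_{a,\cdot}(g)$, $0\ne g\in A$, and $w_{\mathfrak g}(a,\cdot)$ are concave, nondecreasing and piecewise linear with finitely many pieces, slopes in $\mathbb N$ and rational breakpoints. Moreover $w_{\mathfrak g}(a,\cdot)=w_{\mathfrak g}(b,\cdot)$ on $[1,\operatorname{ord}(a-b)]$. The reduction of $g$ on $\mathbb D$ has degree at most $\operatorname{ord}g$.
\end{lemma}

\begin{proof}
If $k_0$ attains $v_{a,1}(g)=\operatorname{ord}g$, then $\operatorname{ord}\varphi_{k_0}+k_0=\operatorname{ord}g$, so $k_0\le\operatorname{ord}g$; this is the last assertion. For $k>\operatorname{ord}g$ and $\rho\ge1$,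
\[
\operatorname{ord}\varphi_k+k\rho\ge k+k(\rho-1)>\operatorname{ord}g+k_0(\rho-1)=\operatorname{ord}\varphi_{k_0}+k_0\rho .
\]
So $v_{a,\cdot}(g)$, and hence $w_{\mathfrak g}(a,\cdot)$, is a minimum of finitely many affine functions with slopes in $\mathbb N$ and rational constant terms. The second assertion holds for rational $\rho$ by Lemma~\ref{lem:val}(b), and then by continuity.
\end{proof}

For an open ball $U$ of radius $\rho\ge1$ let $n^+(U)$ be the right slope at $\rho$ of $w_{\mathfrak g}(b,\cdot)$, $b\in U$. For a ball $\mathcal B$ of radius $\rho>1$ let $n^-(\mathcal B)$ be the left slope at $\rho$ of $w_{\mathfrak g}(b,\cdot)$, $b\in\mathcal B$. By Lemma~\ref{lem:shape} neither depends on $b$. We say that $g_i$ \emph{attains} on $\mathcal B=\mathcal B(a,\rho)$ if $v_{a,\rho}(g_i)=w_{\mathfrak g}(a,\rho)$. The slopes behave like numbers of zeros: they cannot increase on passing to smaller balls.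

\begin{lemma}\label{lem:slopes}
Let $\mathcal B$ be a ball of radius $\rho$, and let $\bar g_i$ run over the reductions on $\mathcal B$ of the generators that attain on $\mathcal B$.
\begin{itemize}
\item[(a)] $n^+(U)=\min_i\operatorname{ord}_U\bar g_i$ for each direction $U$ of $\mathcal B$, and $n^-(\mathcal B)=\max_i\deg\bar g_i$ if $\rho>1$.
\item[(b)] $\sum_Un^+(U)\le n^-(\mathcal B)$ if $\rho>1$, and $\sum_Un^+(U)\le w_1$ if $\mathcal B=\mathbb D$; the sums run over the directions of $\mathcal B$.
\item[(c)] $w_{\mathfrak g}(a,\rho')\le w_1\rho'$ for all $a\in\mathbb D$, $\rho'\ge1$.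
\item[(d)] If $\mathcal B_1',\dots,\mathcal B_q'$ are distinct balls of radius $\rho'>\rho$ contained in one direction $U$ of $\mathcal B$, then $\sum_in^-(\mathcal B_i')\le n^+(U)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Near $\rho$, a minimum of finitely many affine functions is computed by those that attain it at $\rho$; its right slope is the smallest of their slopes and its left slope is the largest. For $v_{b,\cdot}(g_i)$ with $b\in U$, the slopes are the exponents $k$ occurring in $\bar g_i$, so the right slope is $\operatorname{ord}_U\bar g_i$ and the left slope is $\deg\bar g_i$. Taking the minimum over the attaining $g_i$ gives (a).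

(b) By (a), $\sum_Un^+(U)=\deg\gcd_i(\bar g_i)\le\max_i\deg\bar g_i$. For $\mathcal B=\mathbb D$ the attaining $g_i$ have order $w_1$, and $\deg\bar g_i\le w_1$ by Lemma~\ref{lem:shape}.

(c) The right slope at $1$ is at most $w_1$ by (b), so concavity gives $w_{\mathfrak g}(a,\rho')\le w_1+w_1(\rho'-1)$.

(d) For $q=1$ this is concavity of $w_{\mathfrak g}(b,\cdot)$, $b\in\mathcal B_1'$. Let $q\ge2$, choose $b_i\in\mathcal B_i'$, and put $\rho''=\min_{i}\operatorname{ord}(b_i-b_1)$ and $\mathcal B''=\mathcal B(b_1,\rho'')$. Then $\rho<\rho''<\rho'$, because all $b_i$ lie in $U$ and the balls are distinct, and the $\mathcal B_i'$ lie in at least two directions of $\mathcal B''$. By induction on $q$, by (b), and by the case $q=1$, we get $\sum_in^-(\mathcal B_i')\le\sum_{U''}n^+(U'')\le n^-(\mathcal B'')\le n^+(U)$.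
\end{proof}

\begin{definition}\label{def:bad}
A ball $\mathcal B$ of radius $\rho>1$ is \emph{active} if $n^-(\mathcal B)>0$. A rational number $\rho>1$ is a \emph{bad radius} of $\mathfrak g$ if some active ball $\mathcal B$ of radius $\rho$ has no direction $U$ with $n^+(U)=n^-(\mathcal B)$.
\end{definition}

\begin{example}\label{ex:bad}
A radius can be bad in two ways. For $\mathfrak g=(x_2(x_2-x_1^2))$ the reduction on $\mathcal B(0,2)$ is $\sigma(\sigma-1)$: the slope $n^-=2$ splits into $1+1$. For $\mathfrak g=(x_2,x_1^3)$ the reductions on $\mathcal B(0,3)$ are $\sigma$ and $1$: the slope $n^-=1$ is lost. In the first case the total slope does not drop, but the number of active balls rises. The counting function below registers both events; see Figure~\ref{fig:tree}.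
\end{example}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.1,yscale=0.8]
\fill[gray!20] (0,2.9) rectangle (6.2,4.6);
\draw[->] (0,0) -- (0,5.4) node[above] {$\rho$};
\node[left] at (0,0) {$1$};
\node[left] at (0,2.9) {$R$};
\node[left] at (0,4.6) {$R'$};
\draw[dashed] (0,1) -- (6.2,1);
\draw[dashed] (0,1.8) -- (6.2,1.8);
\draw[dashed] (0,2.5) -- (6.2,2.5);
\draw[very thick] (3,0) -- node[right] {$4$} (3,1);
\draw[very thick] (1.5,5.2) -- node[right] {$2$} (1.5,1) -- (4.5,1) -- node[right] {$2$} (4.5,1.8);
\draw[very thick] (3.6,2.5) -- node[right] {$1$} (3.6,1.8) -- (5.4,1.8) -- node[right] {$1$} (5.4,5.2);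
\fill (3.6,2.5) circle (2pt);
\end{tikzpicture}
\caption{Schematic tree of the active balls of an ideal. A point at height $\rho$ is a ball of radius $\rho$ with $n^->0$, labeled by this slope; lower points of a branch are larger balls. The bad radii (dashed) are the heights at which a branch splits or loses slope. Across the shaded strip, which contains no bad radius, every branch continues with constant slope.}
\label{fig:tree}
\end{figure}

\begin{lemma}\label{lem:bad}
The ideal $\mathfrak g$ has at most $2w_1$ bad radii.
\end{lemma}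

\begin{proof}
For rational $\rho>1$, Lemma~\ref{lem:slopes}(d) and (b) for $\mathbb D$ show that the sum of $n^-$ over any finite set of balls of radius $\rho$ is at most $w_1$. So there are finitely many active balls of radius $\rho$, and
\[
\Phi(\rho)=\sum_{\mathcal B\text{ active of radius }\rho}\bigl(2n^-(\mathcal B)-1\bigr)
\]
satisfies $0\le\Phi(\rho)\le2w_1$. Let $1<\rho<\rho'$. By concavity, an active ball of radius $\rho'$ lies in an active ball of radius $\rho$. Let $\mathcal B$ be active of radius $\rho$, $n=n^-(\mathcal B)$, and let $n_1',\dots,n_t'>0$ be the values of $n^-$ on the active balls of radius $\rho'$ inside $\mathcal B$. By Lemma~\ref{lem:slopes}(d), (b), $\sum n_i'\le n$. The contribution of these balls to $\Phi(\rho')$ is $2\sum n_i'-t$. For $t=0$ it is $0<2n-1$. For $t\ge1$ it is at most $2n-t\le2n-1$, with equality only if $t=1$ and $n_1'=n$; in that case the direction $U$ of $\mathcal B$ containing the smaller ball has $n\le n^+(U)\le n$. Therefore $\Phi(\rho')\le\Phi(\rho)$, and $\Phi(\rho')\le\Phi(\rho)-1$ if $\rho$ is bad. If $\rho_1<\dots<\rho_p$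 are bad and $\rho'>\rho_p$, then $0\le\Phi(\rho')\le\Phi(\rho_1)-p\le2w_1-p$.
\end{proof}

\begin{lemma}\label{lem:follow}
Let $1\le R<R'$ be integers with no bad radius in $(R,R')$, and let $U$ be an open ball of radius $R$ with $n=n^+(U)>0$. There is $a\in U$ such that $w_{\mathfrak g}(a,\cdot)$ is affine of slope $n$ on $[R,R']$. The ball $\mathcal B_U=\mathcal B(a,R')$ does not depend on the choice of $a$, and it is stable under $\operatorname{Stab}(U)$.
\end{lemma}

\begin{proof}
To follow the branch upward in finitely many steps we use the finite set $Z$ of zeros in $\mathbb D$ of the $g_i$. If an open ball $U'$ has $n^+(U')>0$, then $Z\cap U'\ne\emptyset$ by Lemmas~\ref{lem:slopes}(a) and \ref{lem:val}(e). For $a\in Z\cap U$ let $\rho(a)\in(R,\infty]$ be the end of the piece of slope $n$ of $w_{\mathfrak g}(a,\cdot)$ that starts at $R$. Choose $a$ with $\rho_1=\rho(a)$ maximal, and suppose $\rho_1<R'$. Then $\rho_1$ is a breakpoint, hence rational, $\mathcal B=\mathcal B(a,\rho_1)\subset U$ has $n^-(\mathcal B)=n>0$, and $\rho_1$ is not bad. So some direction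 $U'$ of $\mathcal B$ has $n^+(U')=n$, and there is $a'\in Z\cap U'$. The function $w_{\mathfrak g}(a',\cdot)$ agrees with $w_{\mathfrak g}(a,\cdot)$ on $[R,\rho_1]$ and has right slope $n$ at $\rho_1$, so $\rho(a')>\rho_1$, a contradiction.

Let $a,a'\in U$ both have the property and suppose $\rho_2=\operatorname{ord}(a-a')<R'$. Then $R<\rho_2<R'$, and $\mathcal B(a,\rho_2)$ has $n^-=n$ and two directions with $n^+=n$, against Lemma~\ref{lem:slopes}(b). Finally, for $\gamma\in\operatorname{Stab}(U)$ the point $\gamma a\in U$ has the same property, so $\gamma\mathcal B_U=\mathcal B(\gamma a,R')=\mathcal B_U$.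
\end{proof}

\section{Reduction to the singular locus}\label{sec:general}

We prove Theorem~\ref{thm:general}. If $\hat y$ is close to the singular locus, we approximate it by a solution of $\mathfrak s$. Otherwise the order of $\mathfrak j(\hat y)$ is bounded, we solve on annuli by Newton's lemma, extend to disks, and glue.

\subsection{The singular locus and its resolution}\label{ss:data}
Let $\mathfrak s_0=\sqrt{\mathfrak j+I}$ and $X^\circ=X\setminus V(\mathfrak j+I)$, an open subscheme that is regular by Lemma~\ref{lem:jac}(1).

\begin{lemma}\label{lem:s0}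
For all $\hat y\in A^m$ we have $\mathfrak s_0(\hat y)=\mathfrak s(\hat y)$.
\end{lemma}

\begin{proof}
Let $T=1+\mathfrak mB$. A prime $\mathfrak p$ is disjoint from $T$ if and only if $\mathfrak p+\mathfrak mB\ne B$, that is, $\mathfrak p\subset\mathfrak n_q$ for some $q$. For such $\mathfrak p$, Lemma~\ref{lem:jac} gives $\mathfrak p\supset\mathfrak s\iff\mathfrak p\supset\mathfrak s_0$. So the radical ideals $\mathfrak sB_T$ and $\mathfrak s_0B_T$ coincide: every element of one ideal is multiplied into the other by an element of $T$. Elements of $T$ take values in $1+\mathfrak m$.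
\end{proof}

Let $\mathfrak q_1,\dots,\mathfrak q_p$ be the minimal primes of $I$ that do not contain $\mathfrak j$, and $Z_i=\operatorname{Spec}B/\mathfrak q_i$. A point $\mathfrak p\in X^\circ$ contains a minimal prime of $I$, which does not contain $\mathfrak j$. Since the regular local ring $(B/I)_{\mathfrak p}$ is a domain, $\mathfrak p$ contains exactly one $\mathfrak q_i$, and $I_{\mathfrak p}=(\mathfrak q_i)_{\mathfrak p}$. Hence $\operatorname{Sing}Z_i\subset V(\mathfrak j+I)$. We use two results.
\begin{itemize}
\item \emph{Resolution.} An integral scheme $Z$ of finite type over a complete noetherian local ring containing $\mathbb Q$ has a finite sequence of blow-ups $\tilde Z\to\dots\to Z$ with centers lying over $\operatorname{Sing}Z$ and $\tilde Z$ regular; see \cite{Hironaka} for schemes of finite type over excellent local rings of residue characteristic $0$, and \cite{Temkin} for integral noetherian quasi-excellent $\mathbb Q$-schemes.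
\item \emph{Composition.} Let $Z$ be quasi-compact and quasi-separated and $Z^\circ\subset Z$ a quasi-compact open subscheme. A composition of blow-ups whose centers are disjoint from the preimages of $Z^\circ$ is a single blow-up of $Z$ with center disjoint from $Z^\circ$ \cite{RG,Stacks}.
\end{itemize}
With $Z^\circ=Z_i\setminus\operatorname{Sing}Z_i$ we obtain ideals $\mathfrak a_i\supset\mathfrak q_i$ of $B$ with $V(\mathfrak a_i)\subset V(\mathfrak j+I)$ such that the blow-up $\tilde Z_i$ of $Z_i$ along $\mathfrak a_i$ is regular. A single blow-up is convenient because of its universal property: a morphism $\operatorname{Spec}C\to Z_i$ such that $\mathfrak a_iC$ is generated by one nonzerodivisor lifts to $\tilde Z_i$. Put $\mathfrak a=\mathfrak a_1\cdots\mathfrak a_p$ (with $\mathfrak a=B$ if $p=0$). Then $V(\mathfrak a)\subset V(\mathfrak s_0)$, and we fix $\kappa\ge1$ with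
\begin{equation}\label{eq:kappa}
\mathfrak s_0^\kappa\subset\mathfrak a,\qquad\mathfrak s_0^\kappa\subset\mathfrak j+I .
\end{equation}
If $X^\circ=\emptyset$, then $\mathfrak s_0=\sqrt I$, and we require in addition $\mathfrak s_0^\kappa\subset I$. A linear change of $x_1,x_2$ transports all these data, with the same $\kappa$.

\subsection{The ring of an annulus}
Let $U$ be an open ball of integer radius $R\ge1$ with center $r$, let $\mathcal P=\mathcal P_U=\Bbbk[[\tau,\sigma]]$, $x_1=\tau^e$, and let $R'=R+\ell$ with an integer $\ell\ge3$. Put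
\[
\mathcal R=\Bbbk[[\tau,\sigma,t]]/(\sigma t-\tau^{e\ell}).
\]
So $t=x_1^\ell/\sigma=x_1^{R'}/(x_2-r)$. The conditions $\operatorname{ord}\sigma>0$ and $\operatorname{ord}t>0$ describe the annulus $R<\operatorname{ord}(x_2-r)<R'$.

\begin{lemma}\label{lem:annulus}
The ring $\mathcal R$ is a complete noetherian local domain. Every $\zeta\in\mathcal R$ is uniquely $\zeta=\zeta^++t\,b$ with $\zeta^+\in\Bbbk[[\tau,\sigma]]$ and $b\in\Bbbk[[\tau,t]]$. In particular $\mathcal P\subset\mathcal R$, and $\zeta^+\in\mathfrak m_{\mathcal P}$ if $\zeta\in\mathfrak m_{\mathcal R}$. Moreover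
\begin{equation}\label{eq:key}
t\mathcal R\cap\mathcal P\subset x_1^\ell\mathcal P .
\end{equation}
\end{lemma}

\begin{proof}
Let $n=e\ell\ge3$. If $\sigma t-\tau^n$ were a product of two nonunits, their initial forms would multiply to $\sigma t$. One factor would be a unit times $\sigma-a(\tau,t)$ by preparation, and substituting $\sigma=a$ would give $at=\tau^n$ in $\Bbbk[[\tau,t]]$, which is false for $t=0$. So $\sigma t-\tau^n$ is irreducible, hence prime in the factorial ring $\Bbbk[[\tau,\sigma,t]]$.

Grouping monomials $\tau^i\sigma^jt^k$ by $j-k$, every series is uniquely $H=\sum_{k\ge0}\sigma^kH_k(\tau,\sigma t)+\sum_{k>0}t^kH_{-k}(\tau,\sigma t)$ with $H_k\in\Bbbk[[\tau,u]]$. Multiplication by $\sigma t-\tau^n$ multiplies each $H_k$ by $u-\tau^n$. So $H\in(\sigma t-\tau^n)$ if and only if all $H_k$ are divisible by $u-\tau^n$, that is, $H_k(\tau,\tau^n)=0$ for all $k$. Hence $H$ is congruent to exactly one series with all $H_k\in\Bbbk[[\tau]]$, obtained by replacing $H_k$ by $H_k(\tau,\tau^n)$. The residue of $\zeta$ in $\Bbbk$ is the constant term of $\zeta^+$.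 Finally write $\zeta^+=a_0(\tau)+\sigma a_1$; then $t\zeta=\tau^na_1+t(a_0+tb)$, so $(t\zeta)^+=x_1^\ell a_1$. An element of $\mathcal P$ equals its $+$-part, which gives \eqref{eq:key}.
\end{proof}

The inclusion \eqref{eq:key} is a maximum principle: a function on the disk that is a multiple of $t$ on the annulus is small, and the longer the annulus, the smaller it is.

\begin{lemma}\label{lem:monomial}
Let $0\ne\mathfrak g\subset A$ be an ideal with $w_{\mathfrak g}(r,\rho)=w+n(\rho-R)$ for $\rho\in[R,R']$. Then $x_1^w$ is a power of $\tau$; with $\mu=x_1^w\sigma^n$ we have $\mathfrak g\subset\mu\mathcal R$, some $g\in\mathfrak g$ is $\mu$ times a unit of $\mathcal R$, and $\mu$ divides $x_1^{w'}$, $w'=w+n\ell=w_{\mathfrak g}(r,R')$.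
\end{lemma}

\begin{proof}
Fix a rational $\rho\in(R,R')$ and $g_0\in\mathfrak g$ with $v_{r,\rho}(g_0)=w_{\mathfrak g}(r,\rho)$. The function $v_{r,\cdot}(g_0)-w_{\mathfrak g}(r,\cdot)$ is $\ge0$ on $[R,R']$ and vanishes at $\rho$, so the left slope of $v_{r,\cdot}(g_0)$ at $\rho$ is $\le n$ and the right slope is $\ge n$. By concavity both equal $n$. So $k=n$ attains the minimum in \eqref{eq:v}, and the coefficient $\varphi_n\in\Bbbk[[\tau]]$ of $g_0$ has $\operatorname{ord}\varphi_n=w-nR$. In particular $w\in\frac1e\mathbb Z$.

Let $0\ne g=\sum\varphi_kx_1^{kR}\sigma^k\in\mathfrak g$, $\varphi_k\in\Bbbk[[\tau]]$. Using $\sigma^nt^{n-k}=\sigma^kx_1^{\ell(n-k)}$ for $k<n$,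
\[
g=\mu\Bigl(\sum_{k\ge n}\bigl(\varphi_kx_1^{kR-w}\bigr)\sigma^{k-n}+\sum_{k<n}\bigl(\varphi_kx_1^{kR-w-\ell(n-k)}\bigr)t^{n-k}\Bigr).
\]
The brackets in the first sum have order $\operatorname{ord}\varphi_k+kR-w\ge0$ because $v_{r,R}(g)\ge w$. Those in the second sum have order $\operatorname{ord}\varphi_k+kR'-w'\ge0$ because $v_{r,R'}(g)\ge w'$. So $g\in\mu\mathcal R$. For $g_0$ the term $k=n$ is a unit of $\Bbbk[[\tau]]$ and the other terms lie in $(\sigma,t)$. Finally $\mu t^n=x_1^{w'}$.
\end{proof}

\subsection{From the annulus to the disk}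
Given an exact solution $\hat Y$ over $\mathcal R$ that is close to $\hat y\in A^m$, we want one over $\mathcal P$. Discarding the negative part is not a ring homomorphism, so $\hat Y^+$ need not be a solution. On a regular scheme the local coordinates satisfy no equations, and there we may discard negative parts freely.

\begin{example}\label{ex:cusp}
Let $f=y_1^2-y_2^3$. The blow-up of $X$ along $(y_1,y_2)$ is $\operatorname{Spec}A[z]$, with $z=y_1/y_2$, $y_1=z^3$, $y_2=z^2$. Take $\zeta=\sigma+t$ and $\hat Y=(\zeta^3,\zeta^2)$. With $\epsilon=x_1^\ell$ we get $\hat Y^+=(\sigma^3+3\epsilon\sigma,\ \sigma^2+2\epsilon)$ and $f(\hat Y^+)=-3\epsilon^2\sigma^2-8\epsilon^3\ne0$. Truncating the coordinate $z$ instead gives the solution $((\zeta^+)^3,(\zeta^+)^2)=(\sigma^3,\sigma^2)$, which differs from $\hat Y^+$ by multiples of $x_1^\ell$, in accordance with \eqref{eq:key}. Here $x_1,x_2$ are among the coordinates upstairs and do not move. In general they move slightly, and an automorphism of the disk must move them back.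
\end{example}

\begin{proposition}\label{prop:fill}
Let $M=\ell-1-R\ge2$. Let $\hat y\in A^m$ and $\hat Y\in\mathcal R^m$ satisfy $I(\hat Y)=0$, $\hat Y\equiv\hat y\pmod{x_1^\ell\mathcal R}$, $\mathfrak j(\hat Y)\ne0$, and $\mathfrak a(\hat Y)\mathcal R=\mu\mathcal R$ with $\mu\ne0$. Then there is $y_U\in\mathcal P^m$ with $I(y_U)=0$ and $y_U\equiv\hat y\pmod{x_1^M\mathcal P}$.
\end{proposition}

\begin{proof}
\emph{Step 1: lifting.} The kernel of $B\to\mathcal R$, $y\mapsto\hat Y$, is a prime that contains $I$ and not $\mathfrak j$. It is a point of $X^\circ$, so it contains some $\mathfrak q_i$, and we get $\operatorname{Spec}\mathcal R\to Z_i$. Let $J=\mathfrak a_i(\hat Y)\mathcal R$ and $J'=\prod_{k\ne i}\mathfrak a_k(\hat Y)\mathcal R$, so $JJ'=\mu\mathcal R$. We claim that $J$ is principal and nonzero. Write $\mu=\sum u_lu_l'$ with $u_l\in J$, $u_l'\in J'$, and $u_lu_l'=\mu\omega_l$. Then $\sum\omega_l=1$, so some $\omega_l$ is a unit of the local ring $\mathcal R$. For $u\in J$ we have $uu_l'\in\mu\mathcal R=u_lu_l'\mathcal R$ with $u_l'\ne0$, so $u\in u_l\mathcal R$.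 By the universal property the morphism lifts to $\tilde Z_i$.

Let $\pi\in\tilde Z_i$ be the image of the closed point and $\mathcal O_\pi$ its local ring. The local homomorphism $\mathcal O_\pi\to\mathcal R$ embeds the residue field of $\pi$ into $\Bbbk$ over $\Bbbk$, so this field is $\Bbbk$. As $\mathcal O_\pi$ is regular, Cohen's structure theorem gives $\widehat{\mathcal O}_\pi\cong\Bbbk[[z_1,\dots,z_b]]$ over $\Bbbk$. Local homomorphisms are continuous, so $\mathcal O_\pi\to\mathcal R$ extends to $\Bbbk[[z]]\to\mathcal R$, and this map is $H\mapsto H(\zeta)$, where $\zeta_k\in\mathfrak m_{\mathcal R}$ is the image of $z_k$. Let $X_k(z),Y_j(z)\in\Bbbk[[z]]$ be the images of $x_k,y_j\in B$. Since $x_k$ maps into $\mathfrak m_{\mathcal R}$, we have $X_k\in(z)$, and the local homomorphism $A\to\Bbbk[[z]]$ is the substitution $g\mapsto g(X(z))$. For $f=\sum a_\alpha y^\alpha\in B$ write $f(X,Y)=\sum a_\alpha(X)Y^\alpha$. Since $I\subset\mathfrak q_i$ maps to $0$,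
\[
f(X(z),Y(z))=0\quad(f\in I),\qquad X_k(\zeta)=x_k,\qquad Y_j(\zeta)=\hat Y_j .
\]

\emph{Step 2: truncation.} Put $x_k'=X_k(\zeta^+)\in\mathfrak m_{\mathcal P}$ and $y_j'=Y_j(\zeta^+)\in\mathcal P$. Substituting $z=\zeta^+$ gives $f(x',y')=0$ for $f\in I$. For $H\in\Bbbk[[z]]$ the difference $H(\zeta)-H(\zeta^+)$ lies in the ideal generated by the $\zeta_k-\zeta_k^+\in t\mathcal R$. Hence $x_k'-x_k\in t\mathcal R\cap\mathcal P$. Also $y'\equiv\hat Y\equiv\hat y\pmod{t\mathcal R}$, because $x_1^\ell=\sigma t$. By \eqref{eq:key},
\[
x'\equiv x,\qquad y'\equiv\hat y\pmod{x_1^\ell\mathcal P}.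
\]

\emph{Step 3: reparametrization.} The point $y'$ solves the equations with $x'$ in place of $x$. Write $x_k'=x_k+x_1^\ell\nu_k$, $\nu_k\in\mathcal P$. Put $\tau'=\tau(1+x_1^{\ell-1}\nu_1)^{1/e}$, using the binomial series. Then $\tau'^e=x_1'$ and $\tau'-\tau\in\tau x_1^{\ell-1}\mathcal P$, so $r(\tau')-r(\tau)\in x_1^{\ell-1}\mathcal P$. Therefore $x_2'-r(\tau')=x_1^R\sigma+x_1^{\ell-1}\nu=x_1^R(\sigma+x_1^M\nu)$ with $\nu\in\mathcal P$, and
\[
\sigma'=\frac{x_2'-r(\tau')}{\tau'^{eR}}=(\sigma+x_1^M\nu)(1+x_1^{\ell-1}\nu_1)^{-R}\equiv\sigma\pmod{x_1^M\mathcal P}.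
\]
As $M\ge2$, the substitution $\Psi:\tau\mapsto\tau'$, $\sigma\mapsto\sigma'$ is the identity on $\mathfrak m_{\mathcal P}/\mathfrak m_{\mathcal P}^2$, so it is an automorphism of $\mathcal P$. It satisfies $\Psi(x_1)=x_1'$ and $\Psi(x_2)=r(\tau')+\tau'^{eR}\sigma'=x_2'$, hence $\Psi(g)=g(x')$ for $g\in A$ by continuity. Let $y_U=\Psi^{-1}(y')$. Then $\Psi(f(y_U))=f(x',y')=0$, so $I(y_U)=0$. For all $g\in\mathcal P$ we have $\Psi(g)-g\in(\tau'-\tau,\sigma'-\sigma)\subset x_1^M\mathcal P$. Thus $y_U\equiv\Psi(y_U)=y'\equiv\hat y\pmod{x_1^M\mathcal P}$.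
\end{proof}

\subsection{Proof of Theorem~\ref{thm:general}}
Let $\Lambda=2\kappa\beta_{\mathfrak s}(c)+1$, $\Theta=6\Lambda+4$, $N=4\Lambda\Theta^{2\Lambda+1}(c+1)+2$, and let $I(\hat y)\subset\mathfrak m^N$. Put $d=\operatorname{ord}\mathfrak s(\hat y)=\operatorname{ord}\mathfrak s_0(\hat y)$ (Lemma~\ref{lem:s0}). If $d\ge\beta_{\mathfrak s}(c)$, there is $\tilde y\equiv\hat y\pmod{\mathfrak m^c}$ with $\mathfrak s(\tilde y)=0$, and $I\subset\mathfrak s$ gives $I(\tilde y)=0$. So assume $d<\beta_{\mathfrak s}(c)$; then $2\kappa d<\Lambda<N-1$. If $X^\circ=\emptyset$, then $\mathfrak s_0^\kappa\subset I$ gives $\kappa d\ge N$, which is impossible; so $X^\circ\ne\emptyset$.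

\emph{Orders.} The ideal $\mathfrak s_0^\kappa(\hat y)=\mathfrak s_0(\hat y)^\kappa$ has order $\kappa d$. By \eqref{eq:kappa}, $\operatorname{ord}\mathfrak a(\hat y)\le\kappa d$, and $\operatorname{ord}\mathfrak j(\hat y)\le\kappa d$ because $I(\hat y)$ has order $\ge N>\kappa d$. By Lemma~\ref{lem:chain} and $N-1>\kappa d$, some $\eta\in\mathfrak h$ has $D=\operatorname{ord}\eta(\hat y)\le\kappa d\le\Lambda$. Change $x$ linearly so that $\eta(\hat y)$ is $x_2$-regular of order $D$. Both $\mathfrak j(\hat y)$, for Newton's lemma, and $\mathfrak a(\hat y)$, for the lifting, must become principal on the annulus, so we apply Section~\ref{sec:slopes} to $\mathfrak g=\mathfrak j(\hat y)\mathfrak a(\hat y)$, which has order $w_1\le2\kappa d\le\Lambda$.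

\emph{Radii.} An annulus from $R$ to $R'$ yields precision $R'-2R-1$ on the disk, and gluing requires $6DR+c+1$. So $R'$ must exceed $R$ by a factor of about $6\Lambda$. Let $R_0=1$, $R_{i+1}=\Theta R_i+c$. Then $R_i\le\Theta^i(c+1)-c$ by induction, since $\Theta(\Theta^i(c+1)-c)+c\le\Theta^{i+1}(c+1)-c$. By Lemma~\ref{lem:bad}, one of the $2\Lambda+1$ disjoint intervals $(R_i,R_{i+1})$, $0\le i\le2\Lambda$, contains no bad radius of $\mathfrak g$; the need for this many intervals of ratio $\Theta$ produces the factor $\Theta^{2\Lambda+1}$. Let $R=R_i$, $R'=R_{i+1}$, $\ell=R'-R$, $M=\ell-1-R$. Then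
\begin{equation}\label{eq:ineq}
M=(6\Lambda+2)R+c-1\ge6DR+c+1,\qquad N\ge4\Lambda R'+2,\qquad R'>\ell>M\ge2,
\end{equation}
and $w_{\mathfrak g}(a,\rho)\le\Lambda R'$ for $\rho\le R'$ by Lemma~\ref{lem:slopes}(c). By Proposition~\ref{prop:glue} it suffices to find, for a given open ball $U$ of radius $R$, a center and a solution $y_U\in\mathcal P_U^m$ of $I$ with $y_U\equiv\hat y\pmod{x_1^M}$. Write $w_{\mathfrak j}$, $w_{\mathfrak a}$ for $w_{\mathfrak j(\hat y)}$, $w_{\mathfrak a(\hat y)}$, so $w_{\mathfrak g}=w_{\mathfrak j}+w_{\mathfrak a}$, and let $n^+(U)$ refer to $\mathfrak g$.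

\emph{Case 1: $n^+(U)=0$.} Take any center $r$. Both summands are nondecreasing, so $w_{\mathfrak j}(r,\cdot)$ has right slope $0$ at $R$. Let $w=w_{\mathfrak j}(r,R)\le\Lambda R'$. By Lemma~\ref{lem:slopes}(a), some $g=\sum\varphi_kx_1^{kR}\sigma^k\in\mathfrak j(\hat y)$ has $\operatorname{ord}\varphi_0=w$ and $\operatorname{ord}\varphi_k+kR\ge w$ for all $k$. So $x_1^w$ is a power of $\tau$ and $g=x_1^w\cdot\text{unit}$ in $\mathcal P_U$. Lemma~\ref{lem:chain} and \eqref{eq:mx} give $x_1^w-x_1^{N-1}\omega\in\mathfrak h(\hat y)\mathcal P_U$ for some $\omega\in\mathcal P_U$. As $N-1>w$, this element is $x_1^w$ times a unit, so $x_1^w\in\mathfrak h(\hat y)\mathcal P_U$. Lemma~\ref{lem:newton} with $h=x_1^w$ and $\mathfrak c=x_1^{N-2w}\mathcal P_U$, where $N>2w$, gives a solution $y_U\equiv\hat y\pmod{x_1^{N-w}}$, and $N-w\ge3\Lambda R'\ge M$.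

\emph{Case 2: $n^+(U)>0$.} Take $a\in U$ as in Lemma~\ref{lem:follow} and let $r$ be the mean of its $\operatorname{Stab}(U)$-orbit. The orbit lies in $\mathcal B_U$, so $r\in\mathcal B_U\subset U$ is a center of $U$, and $w_{\mathfrak g}(r,\cdot)=w_{\mathfrak g}(a,\cdot)$ is affine on $[R,R']$. Each of the concave summands is an affine function minus a concave one, hence also convex, hence affine on $[R,R']$. Lemma~\ref{lem:monomial} gives nonzero monomials $\mu_{\mathfrak j},\mu_{\mathfrak a}\in\mathcal R$ and elements $g_{\mathfrak j}\in\mathfrak j$, $g_{\mathfrak a}\in\mathfrak a$ with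
\[
\mathfrak j(\hat y)\mathcal R=g_{\mathfrak j}(\hat y)\mathcal R=\mu_{\mathfrak j}\mathcal R,\qquad\mathfrak a(\hat y)\mathcal R=g_{\mathfrak a}(\hat y)\mathcal R=\mu_{\mathfrak a}\mathcal R,\qquad\mu_{\mathfrak j}\mid x_1^{w'_{\mathfrak j}},\quad\mu_{\mathfrak a}\mid x_1^{w'_{\mathfrak a}},
\]
where $w'_{\mathfrak j},w'_{\mathfrak a}\ge0$ and $w'_{\mathfrak j}+w'_{\mathfrak a}=w_{\mathfrak g}(r,R')\le\Lambda R'$. By Lemma~\ref{lem:chain} and \eqref{eq:mx}, $\mu_{\mathfrak j}\in\mathfrak h(\hat y)\mathcal R+x_1^{N-1}\mathcal R$. Since $N-1>w'_{\mathfrak j}$, we have $x_1^{N-1}\in\mu_{\mathfrak j}\mathfrak m_{\mathcal R}$, so $\mu_{\mathfrak j}$ times a unit lies in $\mathfrak h(\hat y)\mathcal R$. Put $N_1=N-2w'_{\mathfrak j}\ge2\Lambda R'+2$. Then $f_i(\hat y)\in x_1^N\mathcal R\subset\mu_{\mathfrak j}^2x_1^{N_1}\mathcal R$, and Lemma~\ref{lem:newton} over the domain $\mathcal R$ gives $\hat Y\in\mathcal R^m$ with $I(\hat Y)=0$ and $\hat Y\equiv\hat y\pmod{x_1^{N_1}\mathcal R}$. As $N_1>w'_{\mathfrak a}$, every $g\in B$ has $g(\hat Y)-g(\hat y)\in x_1^{N_1}\mathcal R\subset\mu_{\mathfrak a}\mathfrak m_{\mathcal R}$.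 So $\mathfrak a(\hat Y)\subset\mu_{\mathfrak a}\mathcal R$ and $g_{\mathfrak a}(\hat Y)$ is $\mu_{\mathfrak a}$ times a unit, that is, $\mathfrak a(\hat Y)\mathcal R=\mu_{\mathfrak a}\mathcal R$. As $N_1>w'_{\mathfrak j}$, the element $g_{\mathfrak j}(\hat Y)$ is $\mu_{\mathfrak j}$ times a unit, so $\mathfrak j(\hat Y)\ne0$. Finally $N_1\ge\ell$ by \eqref{eq:ineq}. Proposition~\ref{prop:fill} gives $y_U$. This completes the proof of Theorem~\ref{thm:general}. \qed

\section{Finitely many singular points over the origin}\label{sec:finite}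

By Theorem~\ref{thm:general}, Corollary~\ref{cor:finite} reduces to a linear bound for the singular locus. The hypothesis makes this locus finite over $A$ near each relevant point, so each coordinate of $\hat y$ nearly satisfies a monic equation in one variable.

\begin{lemma}\label{lem:linear}
Let $\mathfrak s\subset B$ be an ideal such that $V(\mathfrak s+\mathfrak mB)$ is a finite set. Then $\beta_{\mathfrak s}(c)\le K_1(c+1)$ for a constant $K_1$.
\end{lemma}

\begin{proof}
A finite closed subset of $\operatorname{Spec}\Bbbk[y]$ consists of closed points $\mathfrak n_q$. If $\mathfrak s(\hat y)\subset\mathfrak m^N$ with $N\ge1$, then $q=\hat y(0)$ is one of them. It suffices to treat one $q$ and to take the worst constants; translate so that $q=0$, and let $S=\Bbbk[[x,y]]$. The ring $S/(\mathfrak s,x_1,x_2)S$ is the completion of the artinian ring $(B/(\mathfrak s+\mathfrak mB))_{\mathfrak n_0}$, so it is finite-dimensional over $\Bbbk$. The $A$-module $S/\mathfrak sS$ is $\mathfrak m$-adically separated by Krull's intersection theorem, and $A$ is complete, so lifts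 of a basis generate $S/\mathfrak sS$ over $A$. Hence there are monic $g_j\in A[Y]$ of positive degree with $g_j(y_j)\in\mathfrak sS$. The evaluation $S\to A$, $y\mapsto\hat y$, is defined because $\hat y_j\in\mathfrak m$, and gives $g_j(\hat y_j)\in\mathfrak m^N$.

Factor $g_j=\prod_{k=1}^{e_j}(Y-a_{jk})\prod_lq_{jl}$ in the factorial ring $A[Y]$, with $q_{jl}$ monic irreducible of degree $\ge2$. Since $q_{jl}$ has no root in $A$, we have $\operatorname{ord}q_{jl}(b)<\beta_{(q_{jl})}(1)$ for all $b\in A$. So there is $C_0$ with $\sum_l\operatorname{ord}q_{jl}(b)\le C_0$ for all $j$ and $b$. There are finitely many tuples $a=(a_{jk_j})_j$; let $K_0\ge1$ exceed $\operatorname{ord}\mathfrak s(a)$ for each tuple with $\mathfrak s(a)\ne0$. Put $c_1=\max(c,K_0)$ and $N=C_0+c_1\max_j\deg g_j+1$. From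
\[
N\le\operatorname{ord}g_j(\hat y_j)\le C_0+\sum_{k=1}^{e_j}\operatorname{ord}(\hat y_j-a_{jk})
\]
we see that $e_j\ge1$ and $\operatorname{ord}(\hat y_j-a_{jk_j})\ge c_1$ for some $k_j$. So $\hat y\equiv a\pmod{\mathfrak m^{c_1}}$ for a tuple $a$, and $\mathfrak s(a)\subset\mathfrak s(\hat y)+\mathfrak m^{c_1}\subset\mathfrak m^{K_0}$, as $N\ge c_1\ge K_0$. By the choice of $K_0$, $\mathfrak s(a)=0$. The number $N$ is bounded by a linear function of $c$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:finite}]
By Lemma~\ref{lem:linear}, $\Lambda\le K_2(c+1)$ in Theorem~\ref{thm:general}. The logarithm of the bound there is then at most $K_3(c+1)\log(c+2)$. For $c\ge1$ we have $c+1\le2c$ and $c+2\le(c+1)^2$, so $K=4K_3$ works.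
\end{proof}

\begin{proposition}\label{prop:readings}
The set $\operatorname{Sing}X$ has finitely many points over $\mathfrak m$ in each of the following cases.
\begin{itemize}
\item[(a)] $X$ has isolated singularities.
\item[(b)] $I=I_0B$ with $I_0\subset\Bbbk[y]$, and $V(I_0)\subset\mathbb A^m_\Bbbk$ has isolated singularities.
\item[(c)] The non-smooth locus of $X\to\operatorname{Spec}A$ is quasi-finite over $A$; for instance, it is contained in $\{y=0\}$.
\end{itemize}
\end{proposition}

\begin{proof}
(a) This is part of Lemma~\ref{lem:iso}. (b) A homomorphism of noetherian rings is \emph{regular} if it is flat with geometrically regular fibers. The map $\Bbbk\to A$ is regular, as $A$ is a regular ring and $\Bbbk$ has no proper finite extension. Regularity is preserved by base change of finite type, so $\Bbbk[y]/I_0\to B/I$ is regular, and along a regular homomorphism a point is singular if and only if its image is. So $\operatorname{Sing}X$ is the preimage of the finite set $\operatorname{Sing}V(I_0)$. The preimage of $q$ is $V(y-q)\cong\operatorname{Spec}A$, with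 one point over $\mathfrak m$. (c) A point at which $X$ is smooth over the regular ring $A$ is regular. So $\operatorname{Sing}X$ lies in the non-smooth locus, whose fiber over $\mathfrak m$ is finite. The locus $\{y=0\}\cong\operatorname{Spec}A$ has one point over $\mathfrak m$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answer}]
By Theorems~\ref{thm:binomial} and \ref{thm:isolated} and Corollary~\ref{cor:finite}, $\beta_I(c)$ is bounded by $\Delta^{m+1}c^2+c$, by $c+K$, or by $\exp(Kc\log(c+1))$. In each case $\log\beta_I(c)=O(c\log(c+1))$, while $\log b^{b^c}=b^c\log b$ grows exponentially.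
\end{proof}

\begin{remark}\label{rem:tower}
For every ideal $I\subset B$, the function $\beta_I$ is bounded by an iterated exponential whose height depends only on $m$, with constants depending on $I$. Indeed, let $I^{(0)}=I$ and let $I^{(i+1)}$ be the radical ideal of $\operatorname{Sing}(\operatorname{Spec}B/I^{(i)})$. For $i\ge1$ the scheme $\operatorname{Spec}B/I^{(i)}$ is reduced and excellent, so its singular locus is closed and contains no generic point; hence the dimension drops by at least one at each step. Since $\dim B=m+2$, we reach $I^{(i)}=B$ after at most $m+4$ steps, and $\beta_B\le1$. Theorem~\ref{thm:general} gives $\beta_{I^{(i)}}(c)+c\le\exp\bigl(K_i(\beta_{I^{(i+1)}}(c)+c)^2\bigr)$ for constants $K_i$. So $\beta_I(c)$ is bounded by the result of applying at most $m+4$ increasing maps of the form $\theta\mapsto\exp(K\theta^2)$ to $c+1$.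
\end{remark}

\begin{thebibliography}{9}

\bibitem{Hironaka}
Hironaka, Ann.\ of Math.\ 79 (1964).

\bibitem{PP}
Pfister and Popescu, 1975.

\bibitem{RG}
Raynaud and Gruson, Lemme I.5.1.4.

\bibitem{Rond}
Guillaume Rond, \emph{Artin Approximation}, arXiv:1506.04717 (2015).

\bibitem{Stacks}
Stacks Project, Tag 080L.

\bibitem{Temkin}
Temkin, Adv.\ Math.\ 219 (2008).

\end{thebibliography}
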